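\title{Degenerate Whittaker spaces of strongly cuspidal representations of $\mathrm{GL}_{2n}(\mathfrak{o}_l)$}

\begin{abstract}
Let $\mathfrak{o}$ be the ring of integers of a finite unramified extension of $\mathbb{Q}_p$ or $\mathbb{F}_p((t))$, $p\neq 2$, and let $\mathfrak{o}_l=\mathfrak{o}/(\varpi^l)$. A strongly cuspidal representation $\pi$ of $\mathrm{GL}_{2n}(\mathfrak{o}_l)$ is attached to a strongly primitive character $\theta$ of the units of the unramified extension of $\mathfrak{o}_l$ of degree $2n$. We prove Prasad's conjecture: the degenerate Whittaker space $\pi_{N,\psi}$, taken along the unipotent radical $N$ of the parabolic subgroup of type $(n,n)$, is the representation of $\mathrm{GL}_n(\mathfrak{o}_l)$ induced from the restriction of $\theta$ to the units of the unramified extension of degree $n$. The case $l=1$ is Prasad's theorem over finite fields, which we use. For $l\geq 2$ we compare characters by induction on $n$, using a descent formula that expresses the character of $\pi$ through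 the same characters for $\mathrm{GL}_{2n/d}$ over the unramified extension of degree $d\mid n$.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The degenerate Whittaker space}

Let $p$ be an odd prime and let $F$ be a finite unramified extension of $\mathbb{Q}_p$ or of $\mathbb{F}_p((t))$, with ring of integers $\mathfrak{o}$, uniformizer $\varpi$ and residue field $\mathbb{F}_q$. An \emph{unramified extension of $\mathfrak{o}$} is the ring of integers $R$ of a finite unramified extension of $F$; for $j\geq 1$ we put $R_j=R/\varpi^jR$. A bar denotes reduction modulo $\varpi$. Representations are complex and finite dimensional.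

Fix integers $n,l\geq 1$ and a character $\psi_0$ of the additive group of $\mathfrak{o}_l$ that is nontrivial on $\varpi^{l-1}\mathfrak{o}_l$. Every nonzero ideal of $\mathfrak{o}_l$ contains $\varpi^{l-1}\mathfrak{o}_l$, so the pairing $(a,a')\mapsto\psi_0(aa')$ on $\mathfrak{o}_l$ is perfect. We write $\bar\psi(\bar a)=\psi_0(\varpi^{l-1}a)$, a nontrivial character of $\mathbb{F}_q$. Put
\[
G=\mathrm{GL}_{2n}(\mathfrak{o}_l),\qquad H=\mathrm{GL}_n(\mathfrak{o}_l),\qquad u(X)=\begin{pmatrix} I&X\\0&I\end{pmatrix},\qquad \Delta(g)=\begin{pmatrix} g&0\\0&g\end{pmatrix}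
\]
for $X\in\mathrm{Mat}_n(\mathfrak{o}_l)$ and $g\in H$. The group $N=\{u(X)\}\cong\mathrm{Mat}_n(\mathfrak{o}_l)$ carries the character $\psi(X)=\psi_0(\operatorname{tr}X)$. For an irreducible representation $(\pi,V)$ of $G$ let
\[
V_{N,\psi}=\{v\in V:\ \pi(u(X))v=\psi(X)v\ \text{ for all }X\}.
\]
The group $\Delta(H)$ normalizes $N$ and fixes $\psi$, so $H$ acts on $V_{N,\psi}$; this representation of $H$ is the \emph{degenerate Whittaker space} $\pi_{N,\psi}$.

The space $\pi_{N,\psi}$ describes a natural piece of the restriction of $\pi$ to the group $P\supset N$ of invertible block upper triangular matrices. The characters of $N$ are $X\mapsto\psi_0(\operatorname{tr}YX)$ with $Y\in\mathrm{Mat}_n(\mathfrak{o}_l)$. Since $\mathrm{diag}(g_1,g_2)$ conjugates $u(X)$ to $u(g_1Xg_2^{-1})$, the group $P$ permutes the characters with $Y$ invertible transitively, and the stabilizer of $\psi$ is $\Delta(H)N$. The sum of the $N$-eigenspaces with $Y$ invertible is therefore induced to $P$ from the representation $\pi_{N,\psi}\otimes\psi$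 of $\Delta(H)N$. For $n=1$ the space $V_{N,\psi}$ is the usual Whittaker space of a representation of $\mathrm{GL}_2(\mathfrak{o}_l)$, and $\Delta(H)$ is the center.

\subsection{Strongly cuspidal representations}

Let $L\subset E$ be the unramified extensions of $F$ of degrees $n$ and $2n$, with rings of integers $B\subset A$. Choosing $\mathfrak{o}_l$-bases, we embed $B_l^\times$ in $H$ and $T=A_l^\times$ in $G$; both embeddings are well defined up to conjugacy. We identify $\mathrm{Gal}(E/F)$ with $\mathrm{Gal}(\mathbb{F}_{q^{2n}}/\mathbb{F}_q)$. For $j\geq1$ put $K^j=1+\varpi^j\mathrm{Mat}_{2n}(\mathfrak{o}_l)$ and $T^j=1+\varpi^jA_l$.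

\begin{definition}\label{def:strong}
Let $l=1$. A character $\theta$ of $T=\mathbb{F}_{q^{2n}}^\times$ is \emph{strongly primitive} if it is primitive, that is, has trivial stabilizer in $\mathrm{Gal}(E/F)$. A representation of $G$ is \emph{strongly cuspidal} if it is cuspidal, that is, has no nonzero vector fixed by the unipotent radical of a proper parabolic subgroup.

Let $l\geq2$. A character $\theta$ of $T$ is \emph{strongly primitive} if its restriction to $T^{l-1}\cong\mathbb{F}_{q^{2n}}$ has trivial stabilizer in $\mathrm{Gal}(E/F)$. An irreducible representation of $G$ is \emph{strongly cuspidal} if its restriction to $K^{l-1}\cong\mathrm{Mat}_{2n}(\mathbb{F}_q)$ contains a character $1+\varpi^{l-1}X\mapsto\bar\psi(\operatorname{tr}\beta\bar X)$ with $\beta\in\mathrm{Mat}_{2n}(\mathbb{F}_q)$ of irreducible characteristic polynomial.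
\end{definition}

The two notions are matched by Lusztig's construction, as used by Aubert--Onn--Prasad. Let $\breve{\mathfrak{o}}$ be $W(\overline{\mathbb{F}}_q)$, respectively $\overline{\mathbb{F}}_q[[t]]$, and $\breve{\mathfrak{o}}_l=\breve{\mathfrak{o}}/(\varpi^l)$. The Greenberg functor makes $\mathbf{G}=\mathrm{GL}_{2n}(\breve{\mathfrak{o}}_l)$ an algebraic group over $\overline{\mathbb{F}}_q$, with a Frobenius map $\mathrm{Fr}$ such that $\mathbf{G}^{\mathrm{Fr}}=G$. Let $\mathbf{T}\subset\mathbf{G}$ be the centralizer of $T$, the $\mathrm{Fr}$-stable maximal torus with $\mathbf{T}^{\mathrm{Fr}}=T$, and let $\mathbf{U}$ be the group of $\breve{\mathfrak{o}}_l$-points of the unipotent radical of a Borel subgroup of $\mathrm{GL}_{2n}$ over $\breve{\mathfrak{o}}$ containing this torus. The group $G\times T$ acts on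
\[
\mathbf{X}=\{g\in\mathbf{G}:\ g^{-1}\mathrm{Fr}(g)\in\mathbf{U}\}
\]
by $(h,t)\cdot g=hgt$. With a prime $\ell\neq p$ and an identification $\overline{\mathbb{Q}}_\ell\cong\mathbb{C}$, put $R_\theta=\sum_i(-1)^iH^i_c(\mathbf{X},\overline{\mathbb{Q}}_\ell)_\theta$, where the subscript denotes the $\theta$-isotypic part for $T$. We take the following fact as given.

\begin{theorem}\label{thm:param}
For strongly primitive $\theta$, exactly one of $\pm R_\theta$ is the class of an irreducible strongly cuspidal representation $\pi_\theta$ of $G$, and every irreducible strongly cuspidal representation of $G$ is isomorphic to some $\pi_\theta$.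
\end{theorem}

For $l=1$ this is Green's (Deligne--Lusztig) parametrization of the cuspidal representations of $\mathrm{GL}_{2n}(\mathbb{F}_q)$.

\subsection{The theorem}

Over a finite field the degenerate Whittaker space of a cuspidal representation is given by a theorem of Prasad.

\begin{theorem}[Prasad]\label{thm:prasad}
Let $l=1$ and let $\theta$ be a primitive character of $\mathbb{F}_{q^{2n}}^\times$. Then
$(\pi_\theta)_{N,\psi}\cong\mathrm{Ind}_{\mathbb{F}_{q^n}^\times}^{\mathrm{GL}_n(\mathbb{F}_q)}(\theta|_{\mathbb{F}_{q^n}^\times})$.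
\end{theorem}

Prasad's conjecture asserts that the same formula holds for all $n\geq1$ and $l\geq1$, with $B_l^\times$ in place of $\mathbb{F}_{q^n}^\times$; we take the problem from Parashar and Patel \cite{PP}. We prove it.

\begin{theorem}\label{thm:main}
Let $n\geq1$ and $l\geq2$, let $\theta$ be a strongly primitive character of $A_l^\times$, and let $\pi\cong\pi_\theta$. Then, as representations of $\mathrm{GL}_n(\mathfrak{o}_l)$,
\[
\pi_{N,\psi}\cong\mathrm{Ind}_{B_l^\times}^{\mathrm{GL}_n(\mathfrak{o}_l)}(\theta|_{B_l^\times}).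
\]
\end{theorem}

Together with Theorem~\ref{thm:prasad}, this establishes the conjecture for all $n\geq1$ and $l\geq1$.

Two observations make the answer plausible. First, a $B$-basis of $A$ identifies $A_l$ with $B_l\oplus B_l$, and in the resulting coordinates $g\in B_l^\times\subset T$ acts as $\Delta(g)$. So $B_l^\times$ lies in both $T$ and $\Delta(H)$, and $\theta|_{B_l^\times}$ is the character that $\theta$ offers to $H$. Second, the sizes match. We shall see (Remark~\ref{rem:dim}) that $\dim\pi_\theta=q^{(l-1)n(2n-1)}\prod_{i=1}^{2n-1}(q^i-1)$, a polynomial in $q$ of degree $l(2n^2-n)$. If the $q^{ln^2}$ characters of $N$ occurred about equally often, each would occur about $q^{l(n^2-n)}$ times, and $l(n^2-n)$ is the degree of $[H:B_l^\times]=q^{(l-1)(n^2-n)}q^{n(n-1)/2}\prod_{i=1}^{n-1}(q^i-1)$. For $n=1$ the theorem says that the Whittaker space is a line on which the center acts by $\theta$.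

\begin{remark}\label{rem:hyp}
The condition on $\psi_0$ cannot be dropped. Let $l\geq2$ and let $\pi$ be strongly cuspidal. The characters of the normal subgroup $K^{l-1}$ in $\pi$ are conjugate, so all their parameters $\beta$ have irreducible characteristic polynomial. Such a character is trivial on $N\cap K^{l-1}$ only if the lower left block of $\beta$ vanishes, which irreducibility forbids. Hence a character of $N$ that is trivial on $N\cap K^{l-1}$ does not occur in $\pi$. The assumptions that $p$ is odd and that $F$ is unramified over $\mathbb{Q}_p$ or $\mathbb{F}_p((t))$ are used only through the definition of $R_\theta$ and Theorems~\ref{thm:param} and~\ref{thm:prasad}.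
\end{remark}

\subsection{The method}

Let $\Theta_\theta$ be the character of $\pi_\theta$. The operator $|N|^{-1}\sum_X\psi(X)^{-1}\pi(u(X))$ projects onto $V_{N,\psi}$, so the two sides of the theorem have the characters
\begin{align}
\Phi_\theta(g)&=q^{-ln^2}\sum_{X\in\mathrm{Mat}_n(\mathfrak{o}_l)}\Theta_\theta\big(\Delta(g)u(X)\big)\psi(X)^{-1},\label{eq:Phi}\\
I_\theta(g)&=\frac{1}{|B_l^\times|}\sum_{h\in H,\ h^{-1}gh\in B_l^\times}\theta(h^{-1}gh).\label{eq:I}
\end{align}
We prove $\Phi_\theta=I_\theta$ by induction on $n$, for all base rings $\mathfrak{o}$ at once. Write $g=z(1+\varpi^iY)$ with $z$ scalar and $i$ as large as possible, and let $\bar s$ be the semisimple part of $\bar Y$. If $\mathbb{F}_q[\bar s]$ is not a field, both characters vanish at $g$. If it is a field of degree $d\geq2$, then $d\mid n$, the element $g$ lies in a subgroup $\mathrm{GL}_{n/d}(\mathfrak{o}'_l)$ with $\mathfrak{o}'/\mathfrak{o}$ unramified of degree $d$, and both characters satisfy the same recursion to this subgroup.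 If $\bar s$ is scalar, the only values to be computed live on the last layer $K^{l-1}$, and there they reduce to Theorem~\ref{thm:prasad}.

Section~\ref{sec:examples} carries this out by hand in two cases with $l=2$. Section~\ref{sec:linear} collects linear algebra over $\mathfrak{o}_l$. Section~\ref{sec:model} constructs an explicit model of $\pi_\theta$ by Clifford theory; Theorem~\ref{thm:param} is used only to identify this model with $\pi_\theta$. Sections~\ref{sec:local}--\ref{sec:descent} compute its character, and Section~\ref{sec:proof} completes the induction. Besides Theorems~\ref{thm:param} and~\ref{thm:prasad}, the proof uses standard Deligne--Lusztig theory for general linear groups over $\mathbb{F}_q$ \cite{DL} and the Hasse--Davenport relation.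

\section{Two examples with $l=2$}\label{sec:examples}

Let $l=2$ and $K=K^1\cong\mathrm{Mat}_{2n}(\mathbb{F}_q)$. The characters of $K$ are $\psi_\beta(1+\varpi X)=\bar\psi(\operatorname{tr}\beta\bar X)$. There is an element $b$ generating $\mathbb{F}_{q^{2n}}$ over $\mathbb{F}_q$ with $\theta=\psi_b$ on $T^1$, and Proposition~\ref{prop:identify} below says that $\pi_\theta$ is induced from the character $\tilde\theta(tk)=\theta(t)\psi_b(k)$ of $TK$. Thus $\pi_\theta$ is a sum of lines $V_\beta$, one for each $\beta$ in the conjugacy class $\Omega$ of $b$ in $\mathrm{Mat}_{2n}(\mathbb{F}_q)$; the group $K$ acts on $V_\beta$ by $\psi_\beta$, and $x\in G$ maps $V_\beta$ to $V_{\bar x\beta\bar x^{-1}}$.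

\begin{example}[$n=1$: the Whittaker space is a line]\label{ex:n1}
Here $B=\mathfrak{o}$ and $H=\mathfrak{o}_2^\times$ is the center, which acts by $\theta$. The element $u(\varpi x)$ acts on $V_\beta$ by $\bar\psi(\beta_{21}\bar x)$, so $V_{N,\psi}$ lies in the sum of the $V_\beta$ with $\beta_{21}=1$. Such a $\beta=\left(\begin{smallmatrix}a&*\\1&*\end{smallmatrix}\right)\in\Omega$ is determined by $a\in\mathbb{F}_q$, because its trace and determinant are those of $b$, and every $a$ occurs. Conjugation by $u(x)$ replaces $a$ by $a+\bar x$. So $N$ permutes these $q$ lines transitively with stabilizer $N\cap K$, and their sum is $\mathrm{Ind}_{N\cap K}^N(\psi|_{N\cap K})$, which contains $\psi$ exactly once.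
\end{example}

\begin{example}[$n=2$: descent]\label{ex:n2}
Let $g\in B_2^\times$ with $\bar g\notin\mathbb{F}_q$. Let $\sigma$ generate $\mathrm{Gal}(E/F)$ and let $\tau=\sigma|_L$. If $h^{-1}gh\in B_2^\times$, then $h$ normalizes $B_2=\mathfrak{o}_2[g]$, and \eqref{eq:I} gives $I_\theta(g)=\theta(g)+\theta(\sigma(g))$.

To compute $\Phi_\theta(g)$, write $\mathrm{Mat}_2(\mathfrak{o}_2)=\mathrm{End}_{\mathfrak{o}_2}(B_2)=B_2\oplus B_2\tau$. For $W=c\tau$ we have $gW-Wg=(g-\tau(g))c\tau$, and $g-\tau(g)$ is a unit. Hence $W\mapsto[W,g]$ is a bijection of $B_2\tau$, and the trace vanishes on $B_2\tau$ because it vanishes on commutators. Since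
\[
u(W)\,\Delta(g)u(X)\,u(W)^{-1}=\Delta(g)\,u\big(X+g^{-1}[W,g]\big),
\]
the component of $X$ in $B_2\tau$ changes neither factor in \eqref{eq:Phi}, and
\[
\Phi_\theta(g)=q^{-8}\,q^{4}\sum_{X_0\in B_2}\Theta_\theta(x)\,\psi_0(\operatorname{Tr}_{B/\mathfrak{o}}X_0)^{-1},\qquad x=\begin{pmatrix}g&gX_0\\0&g\end{pmatrix}\in C=\mathrm{GL}_2(B_2).
\]
Identify $\mathfrak{o}_2^4$ with $A_2$ as a $B_2$-module, so that $T\subset C$. Only the lines $V_\beta$ with $\beta$ commuting with $\bar x$ contribute to $\Theta_\theta(x)$. For these, $\bar x$ lies in the field $\mathbb{F}_q[\beta]$, so $\bar x$ is semisimple, $\bar x=\bar g$ is a scalar of $\mathbb{F}_{q^2}$, and $\beta\in\mathrm{Mat}_2(\mathbb{F}_{q^2})$. The minimal polynomial of $b$ over $\mathbb{F}_q$ splits over $\mathbb{F}_{q^2}$ into the minimal polynomials of $b$ and of $\sigma^{-1}(b)$, so $\Omega\cap\mathrm{Mat}_2(\mathbb{F}_{q^2})$ is the union of the $\mathrm{GL}_2(\mathbb{F}_{q^2})$-classes of $b$ and of $\sigma^{-1}(b)$. On $V_b$ and $V_{\sigma^{-1}(b)}$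 the group $T(K\cap C)$ acts by the characters that define the representations $\pi'_\theta$ and $\pi'_{\theta\circ\sigma}$ of $C$ built in the same way over the base ring $B$, with $\psi_0\circ\operatorname{Tr}_{B/\mathfrak{o}}$. Therefore
\[
\Theta_\theta(x)=\Theta'_\theta(x)+\Theta'_{\theta\circ\sigma}(x).
\]
Now $q^{-4}\sum_{X_0}\Theta'_{\theta}(x)\psi_0(\operatorname{Tr}_{B/\mathfrak{o}} X_0)^{-1}$ is the trace of the central element $g$ of $C$ on the Whittaker space of $\pi'_\theta$. By Example~\ref{ex:n1} over $B$ it equals $\theta(g)$. The second term gives $\theta(\sigma(g))$, and $\Phi_\theta(g)=I_\theta(g)$.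
\end{example}

Three difficulties are absent from these examples. An element close to the center fixes many more of the spaces $V_\beta$, and one must show that most contributions cancel (Section~\ref{sec:local}) and sum the rest (Section~\ref{sec:descent}). For odd $l$ the spaces $V_\beta$ are not lines but Heisenberg representations, which must be normalized and compared with those of $C$ (Section~\ref{sec:model}). Finally, on the last layer $K^{l-1}$ there is no room for cancellation, and the character is a Fourier transform over $\mathbb{F}_q$ (Section~\ref{sec:fourier}).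

\section{Unramified subalgebras of matrix rings}\label{sec:linear}

\begin{lemma}\label{lem:unram}
Let $R$ be an unramified extension of $\mathfrak{o}$, let $\mathrm{Gal}$ be the Galois group of the fraction fields, let $j\geq1$, and embed $R_j$ in $\mathrm{End}_{\mathfrak{o}_j}(R_j)$ by multiplication.
\begin{enumerate}
\item[(a)] If $a\in R_j$ and $\bar a$ generates the residue field of $R$, then $R_j=\mathfrak{o}_j[a]$.
\item[(b)] $R_j$ is its own centralizer in $\mathrm{End}_{\mathfrak{o}_j}(R_j)$, and $R_j\cap\varpi^i\,\mathrm{End}_{\mathfrak{o}_j}(R_j)=\varpi^iR_j$.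
\item[(c)] If $\mathfrak{o}'\subset R$ is unramified over $\mathfrak{o}$, every $\mathfrak{o}_j$-algebra homomorphism $\mathfrak{o}'_j\to R_j$ is the restriction of an element of $\mathrm{Gal}$.
\item[(d)] For $\sigma\in\mathrm{Gal}$ let $w_\sigma=\sigma^{-1}$, viewed as an $\mathfrak{o}_j$-linear automorphism of $R_j$. Then $w_\sigma^{-1}aw_\sigma=\sigma(a)$ for $a\in R_j$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is Nakayama's lemma. An endomorphism commuting with $R_j$ is multiplication by its value at $1$; if multiplication by $a$ is divisible by $\varpi^i$, so is its value $a$ at $1$. This gives (b). For (c), write $\mathfrak{o}'=\mathfrak{o}[a_0]$ with minimal polynomial $f$. The roots of $f$ in $R$ are the conjugates of $a_0$, and they are distinct modulo $\varpi$. If $\alpha\in R_j$ is a root of $f$, then $\prod(\alpha-\sigma(a_0))=0$, the product being over the distinct conjugates, and all factors but one are units; so $\alpha=\sigma(a_0)$ for some $\sigma$. For (d), $\sigma(a\,\sigma^{-1}(y))=\sigma(a)y$.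
\end{proof}

The next lemma provides the complement to the centralizer of an unramified subring; it generalizes the decomposition $B_2\oplus B_2\tau$ of Example~\ref{ex:n2}.

\begin{lemma}\label{lem:cP}
Let $\mathfrak{o}'/\mathfrak{o}$ be unramified of degree $d$, and let $\mathfrak{o}_l^k$ be given the structure of a free $\mathfrak{o}'_l$-module. For $\tau\in\mathrm{Gal}(\mathfrak{o}'/\mathfrak{o})$ let $\mathfrak{m}^\tau=\{X\in\mathrm{Mat}_k(\mathfrak{o}_l): Xa=\tau(a)X\text{ for all }a\in\mathfrak{o}'_l\}$. Put $\mathfrak{c}=\mathfrak{m}^1\cong\mathrm{Mat}_{k/d}(\mathfrak{o}'_l)$ and $\mathfrak{P}=\bigoplus_{\tau\neq1}\mathfrak{m}^\tau$, and let $\mathfrak{c}_j,\mathfrak{P}_j$ be the reductions modulo $\varpi^j$, with $\bar{\mathfrak{c}}=\mathfrak{c}_1$, $\bar{\mathfrak{P}}=\mathfrak{P}_1$.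
\begin{enumerate}
\item[(a)] $\mathrm{Mat}_k(\mathfrak{o}_l)=\mathfrak{c}\oplus\mathfrak{P}$, the module $\mathfrak{P}$ is free of rank $k^2-k^2/d$ over $\mathfrak{o}_l$, and $\mathfrak{c}_j$ is the centralizer of $\mathfrak{o}'_j$ in $\mathrm{Mat}_k(\mathfrak{o}_j)$.
\item[(b)] $\mathfrak{c}\mathfrak{P}\mathfrak{c}\subset\mathfrak{P}$ and $\operatorname{tr}\mathfrak{P}=0$; in particular $\operatorname{tr}(\mathfrak{c}\mathfrak{P})=0$. On $\mathfrak{c}$ the trace is $\operatorname{Tr}_{\mathfrak{o}'/\mathfrak{o}}$ composed with the trace of $\mathrm{Mat}_{k/d}(\mathfrak{o}'_l)$.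
\item[(c)] Let $Y\in\mathfrak{c}$ with $\bar Y=\bar s+\bar\nu$, where $\bar s$ generates the center $\mathbb{F}_{q^d}$ of $\bar{\mathfrak{c}}$ over $\mathbb{F}_q$ and $\bar\nu$ is nilpotent. Then $\operatorname{ad}Y$ is bijective on every $\mathfrak{P}_j$.
\end{enumerate}
\end{lemma}

\begin{proof}
With $a_0,f$ as in the previous proof, $\mathfrak{o}'\otimes_{\mathfrak{o}}\mathfrak{o}'=\mathfrak{o}'[t]/(f)\cong\prod_\tau\mathfrak{o}'$ through $a\otimes a'\mapsto(a\tau(a'))_\tau$, because the roots $\tau(a_0)$ differ by units. This ring acts on $\mathrm{Mat}_k(\mathfrak{o}_j)$ by $(a\otimes a')X=aXa'$, and its idempotents decompose $\mathrm{Mat}_k(\mathfrak{o}_j)$ into the $\tau$-semilinear parts, compatibly with reduction. Direct summands of free $\mathfrak{o}_l$-modules are free, and $\mathfrak{c}$ has rank $d(k/d)^2$. This proves (a). The inclusion $\mathfrak{c}\mathfrak{m}^\tau\mathfrak{c}\subset\mathfrak{m}^\tau$ follows from the definition. For $\tau\neq1$ and $X\in\mathfrak{m}^\tau$ we have $\operatorname{tr}(a_0X)=\operatorname{tr}(Xa_0)=\operatorname{tr}(\tau(a_0)X)$;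 applying this to $(a_0-\tau(a_0))^{-1}X\in\mathfrak{m}^\tau$ gives $\operatorname{tr}X=0$. The last claim of (b) is transitivity of the trace. In (c), $\operatorname{ad}\bar Y$ acts on $\bar{\mathfrak{m}}^\tau$ as left multiplication by the nonzero element $\bar s-\tau(\bar s)$ of $\mathbb{F}_{q^d}$ plus the nilpotent operator $\operatorname{ad}\bar\nu$, which commutes with it. So $\operatorname{ad}\bar Y$ is bijective on $\bar{\mathfrak{P}}$, and Nakayama's lemma gives the claim.
\end{proof}

By (a), with $C=\mathfrak{c}^\times$, the reduction $C\to\mathfrak{c}_j^\times$ is surjective and $C\cap(1+\varpi^j\mathrm{Mat}_k(\mathfrak{o}_l))=1+\varpi^j\mathfrak{c}$. We use this without comment.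

Taking $l=1$ and the full field $\mathbb{F}_{q^M}$ for $\mathfrak{o}'_1$ gives a finer decomposition, graded by $\mathbb{Z}/M$.

\begin{lemma}\label{lem:grading}
Let $M\geq1$, let $\varphi(y)=y^q$ on $\mathbb{F}_{q^M}$, and put $\Lambda_k=\mathbb{F}_{q^M}\varphi^k$ for $k\in\mathbb{Z}/M$.
\begin{enumerate}
\item[(a)] $\mathrm{End}_{\mathbb{F}_q}(\mathbb{F}_{q^M})=\bigoplus_k\Lambda_k$, $\Lambda_k\Lambda_{k'}\subset\Lambda_{k+k'}$, $\operatorname{tr}\Lambda_k=0$ for $k\neq0$, and the trace pairs $\Lambda_k$ and $\Lambda_{-k}$ perfectly. For $a\in\mathbb{F}_{q^M}$, $\operatorname{ad}a$ acts on $\Lambda_k$ as multiplication by $a-a^{q^k}$.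
\item[(b)] For the subfield $\mathbb{F}_{q^d}$, $d\mid M$, we have $\bar{\mathfrak{c}}=\bigoplus_{d\mid k}\Lambda_k$ and $\bar{\mathfrak{P}}=\bigoplus_{d\nmid k}\Lambda_k$.
\item[(c)] If $M=2n$ and $d\mid n$, then $\bar{\mathfrak{P}}=\mathfrak{L}_+\oplus\mathfrak{L}_-$ with $\mathfrak{L}_\pm=\bigoplus_{0<k<n,\ d\nmid k}\Lambda_{\pm k}$. Moreover $\operatorname{tr}(aXX')=0$ if $a\in\mathbb{F}_{q^M}$ and $X,X'$ both lie in $\mathfrak{L}_+$ or both lie in $\mathfrak{L}_-$.
\end{enumerate}
\end{lemma}

\begin{proof}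
We have $\varphi^ka=a^{q^k}\varphi^k$, so $\Lambda_k$ consists of $\varphi^k$-semilinear maps; the decomposition and the vanishing of traces follow from Lemma~\ref{lem:cP} and a count of dimensions. The pairing is $\operatorname{tr}(c\varphi^kc'\varphi^{-k})=\operatorname{Tr}(c\,c'^{q^k})$, which is perfect. Part (b) holds because $\varphi^k$ is trivial on $\mathbb{F}_{q^d}$ exactly when $d\mid k$. In (c), the classes with $k=-k$ are $0$ and $n$, and $d$ divides both; so the classes with $d\nmid k$ come in pairs $\pm k$ with $0<k<n$. The last claim holds because $0<k+k'<M$ for $0<k,k'<n$.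
\end{proof}

Part (c) is where the divisibility $d\mid n$, rather than $d\mid 2n$, enters: the summand $\Lambda_n$, which is paired with itself, lies in $\bar{\mathfrak{c}}$.

\begin{lemma}\label{lem:half}
Let $M\geq2$ be even. More than half of the elements of $\mathbb{F}_{q^M}^\times$ generate $\mathbb{F}_{q^M}$ over $\mathbb{F}_q$. In particular a character of $\mathbb{F}_{q^M}^\times$ that is trivial on all such generators is trivial.
\end{lemma}

\begin{proof}
Let $h=M/2$. A non-generator lies in a subfield $\mathbb{F}_{q^j}$ with $j\leq h$, so there are at most $\sum_{j=1}^h(q^j-1)$ of them. For $h=1$ this is $q-1<\frac12(q^2-1)$. For $h\geq2$ it is at most $\frac{q}{q-1}(q^h-1)-h<2(q^h-1)\leq\frac12(q^h+1)(q^h-1)$. A subgroup containing more than half of a group is the whole group.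
\end{proof}

\section{An explicit model of $\pi_\theta$}\label{sec:model}

From now on $l\geq2$, $M=2n$, $m=\lfloor l/2\rfloor$, $m'=\lceil l/2\rceil$, and $\theta$ is a strongly primitive character of $T$, which acts on $A_l\cong\mathfrak{o}_l^M$. We have $T=\mu\times T^1$, where $\mu\cong\mathbb{F}_{q^M}^\times$ is the group of roots of unity of order prime to $p$ and $T^1$ is a $p$-group. An element $t\in T$ is \emph{regular} if $\mathbb{F}_q[\bar t]=\mathbb{F}_{q^M}$.

Every construction below also applies over the base ring $\mathfrak{o}'\subset A$ of degree $d\mid n$ over $\mathfrak{o}$, with fraction field $F'$: the group is then $\mathrm{GL}_{M/d}(\mathfrak{o}'_l)$ with $M/d$ even, the groups $T$ and $\mu$ are unchanged, the character $\psi_0'=\psi_0\circ\operatorname{Tr}_{\mathfrak{o}'/\mathfrak{o}}$ is nontrivial on $\varpi^{l-1}\mathfrak{o}'_l$, and $\theta$ and its Galois conjugates remain strongly primitive. Objects over $\mathfrak{o}'$ carry a prime.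

We use two standard facts of Clifford theory. (C1) If $\chi$ is a character of an abelian normal subgroup $K_0$ of a finite group $\Gamma$, with stabilizer $S$, then induction is a bijection from the irreducible representations of $S$ on which $K_0$ acts by $\chi$ to the irreducible representations of $\Gamma$ containing $\chi$; the inverse takes the $\chi$-eigenspace. (C2) If $\Gamma_0$ is normal in $\Gamma$ with cyclic quotient and $\eta$ is a $\Gamma$-stable irreducible representation of $\Gamma_0$, then $\eta$ extends to $\Gamma$, and the irreducible representations of $\Gamma$ containing $\eta$ are the twists of one extension by the characters of $\Gamma/\Gamma_0$.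

\subsection{The parameter of $\theta$}

Since $2m'\geq l$, the group $K^{m'}$ is abelian and isomorphic to $\mathrm{Mat}_M(\mathfrak{o}_m)$. Its characters are
\[
\psi_\beta(1+\varpi^{m'}X)=\psi_0(\varpi^{m'}\operatorname{tr}\beta X),\qquad\beta\in\mathrm{Mat}_M(\mathfrak{o}_m),
\]
and $\psi_\beta(g^{-1}kg)=\psi_{g\beta g^{-1}}(k)$. The trace form of $A_m$ is perfect, so there is a unique $b\in A_m$, the \emph{parameter} of $\theta$, with $\theta=\psi_b$ on $T^{m'}$. On $T^{l-1}$ this reads $\theta(1+\varpi^{l-1}y)=\bar\psi(\operatorname{Tr}\bar b\bar y)$, so strong primitivity means exactly that $\bar b$ generates $\mathbb{F}_{q^M}$. The parameter of $\theta\circ\sigma$ is $\sigma^{-1}(b)$, and by Lemma~\ref{lem:cP}(b) the parameter of $\theta$ over $\mathfrak{o}'$ is again $b$.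

By Lemma~\ref{lem:unram}(a),(b), an element of $G$ fixes $\psi_b$ if and only if its reduction modulo $\varpi^m$ lies in $A_m^\times$. So the stabilizer of $\psi_b$ is $TK^m$. As $T$ fixes $\psi_b$ and $T\cap K^{m'}=T^{m'}$, the formula $\tilde\theta(tk)=\theta(t)\psi_b(k)$ defines a character of $TK^{m'}$. If $l=2m$, this is a character of the whole stabilizer, and we put $\kappa_\theta=\tilde\theta$. If $l=2m+1$, there is a gap between $TK^{m+1}$ and $TK^m$, and it is filled by a Heisenberg representation.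

\subsection{Odd $l$}

\begin{lemma}\label{lem:heis}
Let $\Gamma_0$ be a normal subgroup of a finite group $\Gamma$ with $\Gamma/\Gamma_0$ abelian, and let $\chi$ be a $\Gamma$-invariant character of $\Gamma_0$. Suppose that the bimultiplicative pairing $(g,h)\mapsto\chi(ghg^{-1}h^{-1})$ on $\Gamma/\Gamma_0$ is nondegenerate. Then there is a unique irreducible representation $\eta$ of $\Gamma$ whose restriction to $\Gamma_0$ contains $\chi$. The group $\Gamma_0$ acts on $\eta$ by $\chi$, $(\dim\eta)^2=[\Gamma:\Gamma_0]$, and the operators $\eta(g)$, for $g$ in a set of representatives of $\Gamma/\Gamma_0$, form a basis of $\mathrm{End}(\eta)$.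
\end{lemma}

\begin{proof}
Let $\eta$ be any such representation. The $\chi$-eigenspace is $\Gamma$-stable, so $\Gamma_0$ acts by $\chi$. For $g\notin\Gamma_0$ choose $h$ with $\chi(hgh^{-1}g^{-1})\neq1$; then $\operatorname{tr}\eta(g)=\operatorname{tr}\eta(hgh^{-1})=\chi(hgh^{-1}g^{-1})\operatorname{tr}\eta(g)$, so $\operatorname{tr}\eta(g)=0$. Now $\langle\eta,\eta\rangle=1$ gives the dimension, hence the character of $\eta$ is determined. The operators $\eta(g)$ are orthogonal for the form $\operatorname{tr}(\eta(g)\eta(g')^{-1})$, and there are $(\dim\eta)^2$ of them.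
\end{proof}

Let $l=2m+1$. We apply the lemma to $\Gamma=T^1K^m$, $\Gamma_0=T^1K^{m+1}$ and $\chi=\tilde\theta|_{\Gamma_0}$. For $k=1+\varpi^mX$ and $t=1+\varpi y\in T^1$,
\[
ktk^{-1}t^{-1}=1+\varpi^{m+1}[X,y]k^{-1}t^{-1}\in K^{m+1},
\]
and, since $k^{-1}\equiv1$ modulo $\varpi^m$ and $\varpi^{2m+1}=0$, the value of $\psi_b$ on it is
\[
\psi_0\big(\varpi^{m+1}\operatorname{tr}(b[X,y]t^{-1})\big)=\psi_0\big(\varpi^{m+1}\operatorname{tr}(X[y,t^{-1}b])\big)=1.
\]
As $TK^m$ fixes $\psi_b$, it follows that $\Gamma_0$ is normal in $TK^m$ and that $\chi$ is $TK^m$-invariant. We have $\Gamma/\Gamma_0=K^m/T^mK^{m+1}=\mathrm{Mat}_M(\mathbb{F}_q)/\mathbb{F}_{q^M}$. The commutator of $1+\varpi^mX$ and $1+\varpi^mX'$ is $1+\varpi^{2m}[X,X']$, so the pairing is $\bar\psi(\operatorname{tr}\bar b[\bar X,\bar X'])=\bar\psi(\operatorname{tr}[\bar b,\bar X]\bar X')$. Its radical on $\mathrm{Mat}_M(\mathbb{F}_q)$ is the centralizer $\mathbb{F}_{q^M}$ of $\bar b$. We obtain a representation $\eta_\theta$ of $T^1K^m$ of dimension $q^{(M^2-M)/2}$.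 It is $TK^m$-stable by uniqueness, and by (C2) it extends to $TK^m$, since $TK^m/T^1K^m\cong\mu$.

The extensions differ by characters of $\mu$, while $\eta_\theta$ depends only on $\theta|_{T^1}$. The next lemma singles out the extension that belongs to $\theta$, and compares it with its analog over $\mathfrak{o}'$. For $M=2$ the extension is found by counting multiplicities. For larger $M$ the subspace $\mathfrak{L}_+$ is a $T$-stable Lagrangian subspace of $\bar{\mathfrak{P}}$, and inducing along it reduces everything to the centralizer of $\mathfrak{o}'$.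

\begin{lemma}\label{lem:kappa}
Let $l=2m+1\geq3$.
\begin{enumerate}
\item[(a)] There is exactly one extension $\kappa_\theta$ of $\eta_\theta$ to $TK^m$ with $\operatorname{tr}\kappa_\theta(s)=-\theta(s)$ for all regular $s\in\mu$. It satisfies $\kappa_\theta(z)=\theta(z)$ for $z\in\mathfrak{o}_l^\times$ and $\operatorname{tr}\kappa_\theta(t)=-\theta(t)$ for all regular $t\in T$.
\item[(b)] Let $d\mid n$, let $\mathfrak{o}'\subset A$ have degree $d$, and put $\mathfrak{c}=\mathrm{End}_{\mathfrak{o}'_l}(A_l)$, $C=\mathfrak{c}^\times$, $K_C^j=1+\varpi^j\mathfrak{c}$, $D=M^2-M^2/d$. Let $\kappa'_\theta$ be the representation of $TK_C^m$ given by (a) over $\mathfrak{o}'$, and let $x\in TK_C^m$.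
\begin{enumerate}
\item[(1)] If $x\in\mathfrak{o}_l^\times K^1$, then $\operatorname{tr}\kappa_\theta(x)=q^{D/2}\operatorname{tr}\kappa'_\theta(x)$.
\item[(2)] If no nonzero element of $\bar{\mathfrak{P}}$ commutes with $\bar x$, then $\operatorname{tr}\kappa_\theta(x)=\operatorname{tr}\kappa'_\theta(x)$.
\end{enumerate}
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Uniqueness.} Two such extensions differ by a character of $\mu$ that is trivial on the regular elements, hence trivial by Lemma~\ref{lem:half}. The last claim of (a) follows from the first, since a regular $t$ is $st_1$ with $s\in\mu$ regular and $t_1\in T^1$ acting by the scalar $\theta(t_1)$.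

\emph{Existence for $M=2$.} Let $\kappa_1$ be an extension of $\eta=\eta_\theta$, of dimension $q$. The central subgroup $\mathbb{F}_q^\times\subset\mu$ acts by a character, and after a twist by a character of $\mu$ it acts by $\theta$. Then $r=\kappa_1|_\mu\otimes\theta^{-1}|_\mu$ is a representation of $\mu/\mathbb{F}_q^\times$, a cyclic group of order $q+1$. By Lemma~\ref{lem:heis}, $\mathrm{End}(\eta)$ is a sum of lines indexed by $\mathrm{Mat}_2(\mathbb{F}_q)/\mathbb{F}_{q^2}\cong\Lambda_1$. Conjugation by $\kappa_1(s)$, $s\in\mu\setminus\mathbb{F}_q^\times$, permutes these lines through the action of $s$ on $\Lambda_1$, which is multiplication by $s^{1-q}\neq1$. It fixes only the line of scalars, so $|\operatorname{tr}r(s)|^2=1$. The multiplicities $m_\chi$ of the characters of $\mu/\mathbb{F}_q^\times$ in $r$ satisfy $\sum m_\chi=q$ and $\sum m_\chi^2=(q^2+q)/(q+1)=q$. Hence every $m_\chi$ is $0$ or $1$, and $r$ is the regular representation with one character $\chi_0$ removed. So $\operatorname{tr}r(s)=-\chi_0(s)$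 for $s\notin\mathbb{F}_q^\times$, and $\kappa_\theta=\kappa_1\otimes\chi_0^{-1}$ has the required traces. The group $\mathfrak{o}_l^\times\subset\mathbb{F}_q^\times T^1$ acts by $\theta$.

\emph{Polarization.} Let $d\mid n$, $d\geq2$, and suppose that $\kappa'_\theta$ exists with the properties in (a). Choose a lift $\hat b\in A_{m+1}$ of $b$ and put
\[
K_+=\{1+\varpi^mX:\bar X\in\mathfrak{L}_+\}\supset K^{m+1},\qquad\chi_+(1+\varpi^mX)=\psi_0(\varpi^m\operatorname{tr}\hat bX).
\]
Since $(1+\varpi^mX)(1+\varpi^mX')=1+\varpi^m(X+X'+\varpi^mXX')$ and $\operatorname{tr}(\bar b\bar X\bar X')=0$ by Lemma~\ref{lem:grading}(c), $K_+$ is a group and $\chi_+$ is a character extending $\psi_b|_{K^{m+1}}$. The group $T$ normalizes $K_+$ and fixes $\chi_+$, because $\mathbb{F}_{q^M}^\times$ preserves each $\Lambda_k$ under conjugation and $T$ commutes with $\hat b$. The same holds for $c=1+\varpi^mU\in K_C^m$: we have $c(1+\varpi^mX)c^{-1}=1+\varpi^mX+\varpi^{2m}[U,X]$, and $\operatorname{tr}(\bar b[\bar U,\bar X])=\operatorname{tr}(\bar X[\bar b,\bar U])=0$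 because $\bar X\in\bar{\mathfrak{P}}$ and $[\bar b,\bar U]\in\bar{\mathfrak{c}}$. Next, $TK_C^m\cap K_+=K_C^{m+1}$, since $C\cap K^m=K_C^m$ and $\bar{\mathfrak{c}}\cap\mathfrak{L}_+=0$; on this group $\kappa'_\theta$ and $\chi_+$ both act by $\psi_b$. Hence $\kappa_+(ck)=\kappa'_\theta(c)\chi_+(k)$, for $c\in TK_C^m$ and $k\in K_+$, is a representation of $J=TK_C^mK_+$.

We have $J\cap K^m=\{1+\varpi^mX:\bar X\in\bar{\mathfrak{c}}+\mathfrak{L}_+\}$ and $TK^m=K^mJ$. So $[TK^m:J]=|\mathfrak{L}_-|=q^{D/2}$, with coset representatives $h=1+\varpi^mZ$, where $Z\in\mathfrak{P}$ runs over lifts of the elements of $\mathfrak{L}_-$ and $Z=0$ lifts $0$. Put $\kappa=\mathrm{Ind}_J^{TK^m}\kappa_+$. On $T^1K^{m+1}$, $\kappa_+$ acts by $\tilde\theta$; this subgroup is normal in $TK^m$ and $\tilde\theta$ is invariant, so $\kappa$ also acts there by $\tilde\theta$. Its dimension is $q^{D/2}q^{(M^2/d-M)/2}=q^{(M^2-M)/2}$. By Lemma~\ref{lem:heis}, $\kappa$ extends $\eta_\theta$.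

\emph{The trace of $\kappa$ at $x\in TK_C^m$.} It is the sum of $\operatorname{tr}\kappa_+(h^{-1}xh)$ over the representatives $h$ with $h^{-1}xh\in J$. Now $h^{-1}xh=x\cdot(x^{-1}h^{-1}xh)$ and $x^{-1}h^{-1}xh\equiv1+\varpi^m(Z-x^{-1}Zx)$ modulo $\varpi^{m+1}$. Conjugation by $\bar x\in\mathbb{F}_{q^M}^\times$ preserves $\mathfrak{L}_-$, so $h^{-1}xh\in J$ if and only if $\bar Z$ commutes with $\bar x$. In situation (2) only $Z=0$ contributes, and $\operatorname{tr}\kappa(x)=\operatorname{tr}\kappa'_\theta(x)$. In situation (1) write $x=z(1+\varpi x'')$ with $z\in\mathfrak{o}_l^\times$, $x''\in\mathfrak{c}$. Every $h$ contributes, and $h^{-1}xh=xk$ with $k=1+\varpi^{m+1}zx^{-1}h^{-1}[x'',Z]\in K^{m+1}$. Since $\varpi^{m+1}h^{-1}=\varpi^{m+1}$, $bzx^{-1}\in\mathfrak{c}_m$ and $[x'',Z]\in\mathfrak{P}$, we get $\psi_b(k)=1$ from Lemma~\ref{lem:cP}(b). So $\operatorname{tr}\kappa(x)=q^{D/2}\operatorname{tr}\kappa'_\theta(x)$.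

\emph{Conclusion.} A regular $s\in\mu$ is regular over $\mathfrak{o}'$, and it falls under (2) because the centralizer of $\bar s$ is $\mathbb{F}_{q^M}\subset\bar{\mathfrak{c}}$. So $\operatorname{tr}\kappa(s)=-\theta(s)$. A central element $z\in\mathfrak{o}_l^\times$ acts on $\kappa_+$, hence on $\kappa$, by $\theta(z)$. For $M\geq4$ take $d=n$, so that $M/d=2$; this proves existence in (a). Then for every $d\mid n$, $d\geq2$, the representation $\kappa$ just built is $\kappa_\theta$ by uniqueness, which proves (b). For $d=1$ there is nothing to prove.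
\end{proof}

\subsection{The representations $\Pi_\theta$}

For both parities of $l$ put $\Pi_\theta=\mathrm{Ind}_{TK^m}^G\kappa_\theta$. By (C1) it is irreducible. It is strongly cuspidal, since it contains the character with parameter $\bar b$ on $K^{l-1}$, and the center acts by $\theta$. Let $\Omega$ be the $\mathrm{GL}_M(\mathfrak{o}_m)$-conjugacy class of $b$. Then
\[
\Pi_\theta=\bigoplus_{\beta\in\Omega}V_\beta,\qquad \Pi_\theta(g)V_\beta=V_{g\beta g^{-1}},\qquad V_b=\kappa_\theta,
\]
where $V_\beta$ is the $\psi_\beta$-eigenspace of $K^{m'}$.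

\begin{lemma}\label{lem:Pi}
\begin{enumerate}
\item[(a)] For $\sigma\in\mathrm{Gal}(E/F)$, $V_{\sigma^{-1}(b)}\cong\kappa_{\theta\circ\sigma}$ as representations of $TK^m$. In particular $\Pi_{\theta\circ\sigma}\cong\Pi_\theta$.
\item[(b)] Every irreducible strongly cuspidal representation of $G$ is isomorphic to $\Pi_{\theta_1}$ for some strongly primitive $\theta_1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $w_\sigma bw_\sigma^{-1}=\sigma^{-1}(b)$, we have $V_{\sigma^{-1}(b)}=\Pi_\theta(w_\sigma)V_b$, on which $g\in TK^m$ acts as $\kappa_\theta(w_\sigma^{-1}gw_\sigma)$. An element $k\in K^{m'}$ acts by $\psi_{\sigma^{-1}(b)}(k)$. If $l$ is even, $t\in T$ acts by $\theta(\sigma(t))$, and the claim follows. If $l$ is odd, $t\in T^1$ acts by $\theta(\sigma(t))$, so this representation extends $\eta_{\theta\circ\sigma}$; its trace at a regular $s\in\mu$ is $-\theta(\sigma(s))$, and the uniqueness in Lemma~\ref{lem:kappa}(a) applies. The last claim follows from (C1).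

(b) Let $\pi$ be strongly cuspidal and let $\psi_\beta$ occur in $\pi|_{K^{m'}}$. The characters of $K^{l-1}$ in $\pi$ are conjugate, so $\bar\beta$ has irreducible characteristic polynomial. If $f$ is the characteristic polynomial of $\beta$, then $\mathfrak{o}_m[t]/(f)\cong A_m$, and $\mathfrak{o}_m^M$ is a module over it with one generator (Nakayama) and the same cardinality, hence free of rank one. After conjugation, $\beta=b_1\in A_m$ with $\bar b_1$ generating $\mathbb{F}_{q^M}$. By (C1), $\pi$ is induced from an irreducible representation $\rho$ of $TK^m$ on which $K^{m'}$ acts by $\psi_{b_1}$. As $T$ is abelian, $\rho|_{TK^{m'}}$ is a sum of characters $\tilde\theta_1$, where $\theta_1$ has parameter $b_1$ and is therefore strongly primitive. If $l$ is even, $\rho=\tilde\theta_1$. If $l$ is odd, $\rho$ contains $\eta_{\theta_1}$, so $\rho=\kappa_{\theta_1}\otimes\chi$ for a character $\chi$ of $\mu=T/T^1$ by (C2), and this is $\kappa_{\theta_1\chi}$ by uniqueness.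
\end{proof}

\subsection{Comparison with Lusztig's construction}

By Theorem~\ref{thm:param} and Lemma~\ref{lem:Pi}(b), $\pi_\theta$ is some $\Pi_{\theta_1}$. To find $\theta_1$ it suffices to compare characters on the regular elements of $T$, where both sides are elementary. Recall that the Lefschetz number of an automorphism $\alpha$ of finite order of a variety $\mathbf{Y}$ is $\mathcal{L}(\alpha,\mathbf{Y})=\sum_i(-1)^i\operatorname{tr}(\alpha,H^i_c(\mathbf{Y},\overline{\mathbb{Q}}_\ell))$. It is a rational integer, so it does not change if $\alpha$ is replaced by $\alpha^{-1}$; for finite $\mathbf{Y}$ it is the number of fixed points. If $\alpha=\alpha_s\alpha_u$ with commuting factors of order prime to $p$ and of $p$-power order, then $\mathcal{L}(\alpha,\mathbf{Y})=\mathcal{L}(\alpha_u,\mathbf{Y}^{\alpha_s})$ \cite[Thm.~3.2]{DL}.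

\begin{proposition}\label{prop:identify}
$\pi_\theta\cong\Pi_\theta$.
\end{proposition}

\begin{proof}
Let $x\in T$ be regular; sums over $\sigma$ run over $\mathrm{Gal}(E/F)$.

\emph{The character of $\Pi_\theta$ at $x$.} If $x$ preserves $V_\beta$, then $\beta$ commutes with $\mathfrak{o}_m[x]=A_m$, so $\beta\in A_m$. It is a root of the characteristic polynomial $\prod_\sigma(t-\sigma(b))$ of $b$, whose roots are distinct modulo $\varpi$; as in the proof of Lemma~\ref{lem:unram}(c), $\beta=\sigma^{-1}(b)$ for some $\sigma$. By Lemmas~\ref{lem:Pi}(a) and~\ref{lem:kappa}(a),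
\begin{equation}\label{eq:regular}
\operatorname{tr}\Pi_\theta(x)=(-1)^l\sum_\sigma\theta(\sigma(x)).
\end{equation}

\emph{The value $R_\theta(x)$.} By definition $R_\theta(x)=|T|^{-1}\sum_{t\in T}\theta(t)^{-1}\mathcal{L}((x,t),\mathbf{X})$. Write $x=sx_1$, $t=s't_1$ with $s,s'\in\mu$ and $x_1,t_1\in T^1$; then $\mathcal{L}((x,t),\mathbf{X})=\mathcal{L}((x_1,t_1),\mathbf{X}^{(s,s')})$. Let $g\in\mathbf{X}^{(s,s')}$, so that $g^{-1}sg=s'^{-1}$. In a suitable basis over $\breve{\mathfrak{o}}_l$ the torus $\mathbf{T}$ is diagonal and the entries of $s$ are distinct modulo $\varpi$, so the centralizer of $s$ in $\mathbf{G}$ is $\mathbf{T}$. The element $s'^{-1}\in\mathbf{T}$ has the same characteristic polynomial, so its centralizer is also $\mathbf{T}$, and $g^{-1}\mathbf{T}g=\mathbf{T}$. Applying $\mathrm{Fr}$ to $g^{-1}sg=s'^{-1}$ shows that $\mathrm{Fr}(g)g^{-1}$ centralizes $s$. Hence $g^{-1}\mathrm{Fr}(g)\in g^{-1}\mathbf{T}g\cap\mathbf{U}=\mathbf{T}\cap\mathbf{U}=1$. So $\mathbf{X}^{(s,s')}=\{g\in G:g^{-1}sg=s'^{-1}\}$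 is finite, and $\mathcal{L}((x,t),\mathbf{X})=\#\{g\in G:g^{-1}xg=t^{-1}\}$. Therefore
\[
R_\theta(x)=|T|^{-1}\sum_{g\in G,\ g^{-1}xg\in T}\theta(g^{-1}xg).
\]
For such $g$ the element $g^{-1}xg$ is regular, so $g^{-1}A_lg=A_l$, and $g\in Tw_\sigma$ for some $\sigma$ by Lemma~\ref{lem:unram}(b)--(d). Thus $R_\theta(x)=\sum_\sigma\theta(\sigma(x))$.

\emph{Comparison.} Write $\pi_\theta=\varepsilon R_\theta$ with $\varepsilon=\pm1$ and $\pi_\theta\cong\Pi_{\theta_1}$. For regular $s\in\mu$ and all $t_1\in T^1$,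
\[
\varepsilon\sum_\sigma\theta(\sigma(s))\,\theta(\sigma(t_1))=(-1)^l\sum_\sigma\theta_1(\sigma(s))\,\theta_1(\sigma(t_1)).
\]
The characters $\theta\circ\sigma|_{T^1}$ are distinct, already on $T^{l-1}$, and the same holds for $\theta_1$. By linear independence of characters of $T^1$, the character $\theta|_{T^1}$ is a Galois conjugate of $\theta_1|_{T^1}$; by Lemma~\ref{lem:Pi}(a) we may assume that they are equal. Comparing coefficients, $\chi=\theta_1\theta^{-1}|_\mu$ takes the constant value $c=(-1)^l\varepsilon$ on the regular elements. By Lemma~\ref{lem:half}, $\chi^2=1$. If $c=-1$, then $\chi$ has order two and equals $-1$ on more than half of $\mu$, which is impossible. So $c=1$, and $\chi=1$ by Lemma~\ref{lem:half}. Hence $\theta_1=\theta$.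
\end{proof}

The proof also shows that $\pi_\theta=(-1)^lR_\theta$. From now on we work with $\Pi_\theta$, whose character is $\Theta_\theta$.

\section{Localization of the character}\label{sec:local}

The value $\Theta_\theta(x)$ is the sum of the traces of $x$ on the spaces $V_\beta$ that it preserves. If $x=z(1+\varpi^ix')$ with $z$ central and $i$ large, the condition $[\beta,x]=0$ in $\mathrm{Mat}_M(\mathfrak{o}_m)$ says little, and nothing at all when $i\geq m$. Invariance under conjugation restores a condition on the pair $(\beta,x')$, to half of the precision $l-i$ with which $x'$ is determined.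

\begin{lemma}\label{lem:local}
Let $x=z(1+\varpi^ix')\in G$ with $z\in\mathfrak{o}_l^\times$, $0\leq i\leq l-1$, $x'\in\mathrm{Mat}_M(\mathfrak{o}_l)$. Put $r=l-i$, $k=\lfloor r/2\rfloor\leq m$ and
\[
\Omega(x)=\{\beta\in\Omega:\ [\beta,x']\equiv0\bmod\varpi^k\}.
\]
Then $x$ preserves $V_\beta$ for $\beta\in\Omega(x)$, and $\Theta_\theta(x)=\sum_{\beta\in\Omega(x)}\operatorname{tr}(x|V_\beta)$.
\end{lemma}

\begin{proof}
If $\beta\in\Omega(x)$, then $[\beta,x]=z\varpi^i[\beta,x']\equiv0$ modulo $\varpi^m$, because $i+k=\lfloor(l+i)/2\rfloor\geq m$. This is the first claim.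

Let $j=\lceil r/2\rceil\geq1$, $h=1+\varpi^jZ$ with $Z\in\mathrm{Mat}_M(\mathfrak{o}_l)$, and $y=zx^{-1}$. Since $i+2j\geq l$,
\[
h^{-1}xh=x+z\varpi^{i+j}h^{-1}[x',Z]=x\big(1+\varpi^{i+j}y[x',Z]\big).
\]
As $i+j=\lceil(l+i)/2\rceil\geq m'$, the second factor lies in $K^{m'}$. It acts on $V_\beta$ by
\[
\psi_0\big(\varpi^{i+j}\operatorname{tr}(\beta y[x',Z])\big)=\psi_0\big(\varpi^{i+j}\operatorname{tr}(Z[\beta,x']y)\big),
\]
where we used that $y$ commutes with $x'$. So $\Theta_\theta(x)=\Theta_\theta(h^{-1}xh)$ is the sum, over the $x$-stable $V_\beta$, of $\operatorname{tr}(x|V_\beta)$ times this scalar. The average of the scalar over $Z$ is $1$ if $\varpi^{i+j}[\beta,x']=0$ and $0$ otherwise, and $l-i-j=k$.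
\end{proof}

\begin{corollary}\label{cor:vanish}
If $i\leq l-2$ and $\Theta_\theta(x)\neq0$, then $\mathbb{F}_q[\bar x']$ is a field. In particular $\Theta_\theta(x)=0$ if $i\leq l-2$ and $\bar x'$ is nilpotent and nonzero.
\end{corollary}

\begin{proof}
Here $k\geq1$, so $\bar x'$ commutes with $\bar\beta$ for some $\beta\in\Omega$ and lies in $\mathbb{F}_q[\bar\beta]\cong\mathbb{F}_{q^M}$. A subring of a finite field is a field.
\end{proof}

For $i=l-1$ we have $k=0$ and the lemma is empty; but then $x$ acts on every $V_\beta$ by a scalar. For $\beta_0\in\mathrm{Mat}_M(\mathbb{F}_q)$ with conjugacy class $\Omega_{\beta_0}$ under $\mathrm{GL}_M(\mathbb{F}_q)$, define the Fourier transform of the class by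
\[
\mathcal{F}_{\beta_0}(x)=\sum_{\beta\in\Omega_{\beta_0}}\bar\psi(\operatorname{tr}\beta x),\qquad x\in\mathrm{Mat}_M(\mathbb{F}_q).
\]

\begin{lemma}\label{lem:last}
$\Theta_\theta\big(z(1+\varpi^{l-1}x')\big)=\theta(z)\,q^{(l-2)(M^2-M)/2}\,\mathcal{F}_{\bar b}(\bar x')$ for $z\in\mathfrak{o}_l^\times$.
\end{lemma}

\begin{proof}
Since $l-1\geq m'$, the element acts on $V_\beta$ by the scalar $\theta(z)\bar\psi(\operatorname{tr}\bar\beta\bar x')$. We have $\dim V_\beta=q^{(l-2m)(M^2-M)/2}$. The fibers of $\Omega\to\Omega_{\bar b}$ are permuted transitively, and $|\Omega|/|\Omega_{\bar b}|=q^{(m-1)M^2}/q^{(m-1)M}$ because the centralizers are $A_m^\times$ and $\mathbb{F}_{q^M}^\times$. Finally $(l-2m)/2+(m-1)=(l-2)/2$.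
\end{proof}

\begin{remark}\label{rem:dim}
For $x'=0$ we have $\mathcal{F}_{\bar b}(0)=|\mathrm{GL}_M(\mathbb{F}_q)|/(q^M-1)=q^{(M^2-M)/2}\prod_{i=1}^{M-1}(q^i-1)$, which gives the formula for $\dim\pi_\theta$ quoted in the introduction when $l\geq2$. For $l=1$ that formula is fact (D1) below.
\end{remark}

\section{Fourier transforms of elliptic conjugacy classes}\label{sec:fourier}

In this section only, $M\geq1$ is arbitrary. Let $G_1=\mathrm{GL}_M(\mathbb{F}_q)$ and $T_1=\mathbb{F}_{q^M}^\times\subset G_1$, and let $\beta\in T_1$ generate $\mathbb{F}_{q^M}$ over $\mathbb{F}_q$. For $M\geq2$ every matrix with irreducible characteristic polynomial is conjugate to such a $\beta$. We need three properties of $\mathcal{F}_\beta$: a vanishing statement, a descent formula, and the values on nilpotent matrices.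

\begin{proposition}\label{prop:fourier}
Let $M\geq2$.
\begin{enumerate}
\item[(i)] $\mathcal{F}_\beta(x)=0$ if the characteristic polynomial of $x$ is not a power of an irreducible polynomial.
\item[(ii)] Let $d\geq2$, $d\mid M$, $e=M/d$. Let $x=\bar s+\bar\nu$ be a Jordan decomposition with $\bar s\in\mathbb{F}_{q^M}$ and $\mathbb{F}_q[\bar s]=\mathbb{F}_{q^d}$, so that $x$ and $\mathbb{F}_{q^M}$ lie in the centralizer $\mathrm{Mat}_e(\mathbb{F}_{q^d})$ of $\bar s$. Then
\[
\mathcal{F}_\beta(x)=(-1)^{M-e}q^{M(M-e)/2}\sum_{\sigma}\mathcal{F}'_{\sigma^{-1}(\beta)}(x),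
\]
where $\sigma$ runs over $\mathrm{Gal}(\mathbb{F}_{q^M}/\mathbb{F}_q)/\mathrm{Gal}(\mathbb{F}_{q^M}/\mathbb{F}_{q^d})$ and $\mathcal{F}'$ is the same function for $\mathrm{GL}_e(\mathbb{F}_{q^d})$ and $\bar\psi\circ\operatorname{Tr}_{\mathbb{F}_{q^d}/\mathbb{F}_q}$.
\item[(iii)] If $\bar\nu$ is nilpotent, then $\mathcal{F}_\beta(\bar\nu)=q^{M(M-1)/2}\xi(1+\bar\nu)$, where $\xi$ is the character of any irreducible cuspidal representation of $G_1$.
\end{enumerate}
\end{proposition}

Part (i) is elementary. For (ii) and (iii) we expand the indicator function of $\Omega_\beta$ in Deligne--Lusztig characters; the Fourier transform multiplies each of them by a Gauss sum. For a decomposition $M=\sum a_i$, a torus $T'=\prod\mathbb{F}_{q^{a_i}}^\times\subset\prod\mathrm{GL}_{a_i}(\mathbb{F}_q)\subset G_1$ and a character $\theta'=\otimes\theta_i$ of $T'$, let $R_{T'}(\theta')$ be the Deligne--Lusztig character, defined as in the introduction with $l=1$. Write $R_\theta=R_{T_1}(\theta)$ for any character $\theta$ of $T_1$.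 The restriction $Q_{M,q}$ of $R_\theta$ to the unipotent elements does not depend on $\theta$; it is the Green function of the Coxeter torus $T_1$. We recall the facts that we use.

\begin{enumerate}
\item[(D1)] \cite[4.2, 7.1]{DL} Let $x=su$ be the multiplicative Jordan decomposition. Then $R_\theta(x)=0$ unless $\mathbb{F}_q[s]$ is a field. If $\mathbb{F}_q[s]\cong\mathbb{F}_{q^d}$ and $e=M/d$, then the centralizer $C(s)$ is $\mathrm{GL}_e(\mathbb{F}_{q^d})$ and
\[
R_\theta(su)=\sum_{\tau}\theta(\tau(s))\,Q_{e,q^d}(u),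
\]
with $\tau$ running over the embeddings of $\mathbb{F}_q[s]$ in $\mathbb{F}_{q^M}$ over $\mathbb{F}_q$. (In the general character formula, the $g$ with $g^{-1}sg\in T_1$ form one coset of $C(s)$ for each $\tau$.) Also $R_\theta(1)=(-1)^{M-1}\prod_{i=1}^{M-1}(q^i-1)$.
\item[(D2)] (Green's theorem.) The irreducible cuspidal characters of $\mathrm{GL}_a(\mathbb{F}_q)$ are the $(-1)^{a-1}R_\theta$ with $\theta$ a primitive character of $\mathbb{F}_{q^a}^\times$. Primitive characters exist: a generator of the character group has order $q^a-1$. Every irreducible representation of $G_1$ occurs in $\mathrm{Ind}_P^{G_1}(\otimes\sigma_i)$ for some parabolic subgroup $P$ with Levi factor $\prod\mathrm{GL}_{a_i}(\mathbb{F}_q)$ and cuspidal $\sigma_i$.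
\item[(D3)] \cite[8.2]{DL} $\mathrm{Ind}_P^{G_1}(\otimes R_{\theta_i})=R_{T'}(\otimes\theta_i)$.
\item[(D4)] \cite[Cor.~6.3]{DL} If two Deligne--Lusztig characters have a common irreducible constituent, the pairs $(T',\theta')$ are geometrically conjugate. For $G_1$ this means that, for a suitable $k$ divisible by all the degrees $a_i$ involved, the two pairs give the same multiset of characters $\theta_i^{q^j}\circ N_{\mathbb{F}_{q^k}/\mathbb{F}_{q^{a_i}}}$, $0\leq j<a_i$, of $\mathbb{F}_{q^k}^\times$.
\item[(HD)] For a character $\theta$ of $\mathbb{F}_{q^a}^\times$ put $g(\theta)=\sum_{t\in\mathbb{F}_{q^a}^\times}\bar\psi(\operatorname{Tr}t)\theta(t)$. The Hasse--Davenport relation states that $-g(\theta\circ N_{\mathbb{F}_{q^{av}}/\mathbb{F}_{q^a}})=(-g(\theta))^v$.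
\end{enumerate}

\begin{lemma}\label{lem:green}
$\sum_uQ_{M,q}(u)=|G_1|/|T_1|$, the sum over the unipotent elements of $G_1$.
\end{lemma}

\begin{proof}
By (D1) and orthogonality of characters of $T_1$, $\sum_\theta R_\theta$ is supported on the unipotent elements, with value $|T_1|Q_{M,q}(u)$. So it suffices to show that $\langle R_\theta,1\rangle$ is $1$ for $\theta=1$ and $0$ otherwise. By Lang's theorem, $g\mapsto g^{-1}\mathrm{Fr}(g)$ identifies $G_1\backslash\mathbf{X}$ with $\mathbf{U}$, an affine space, whose compactly supported cohomology is one-dimensional and in even degree. The group $T_1$ acts on $\mathbf{U}$ through conjugation by the connected group $\mathbf{T}$, hence trivially on cohomology. So the $G_1$-invariants of $\sum(-1)^iH^i_c(\mathbf{X},\overline{\mathbb{Q}}_\ell)$ form the trivial character of $T_1$.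
\end{proof}

For an irreducible representation $\rho$ of $G_1$, the operator $\sum_{x\in G_1}\bar\psi(\operatorname{tr}x)\rho(x)$ commutes with $G_1$, so it is a scalar $\lambda(\rho)$. We need it to be the same on all constituents of $R_\theta$.

\begin{lemma}[Kondo]\label{lem:kondo}
For every character $\theta$ of $T_1$ and every irreducible constituent $\rho$ of $R_\theta$, $\lambda(\rho)=(-1)^{M-1}q^{M(M-1)/2}g(\theta)$.
\end{lemma}

\begin{proof}
\emph{Primitive $\theta$.} Here $\rho=(-1)^{M-1}R_\theta$. We have $\operatorname{tr}(su)=\operatorname{tr}s=\operatorname{Tr}\tau(s)$, and the pairs (conjugacy class of $s$, embedding $\tau$) correspond to the elements $\tau(s)$ of $T_1$. By (D1) and Lemma~\ref{lem:green} for $C(s)$,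
\[
\sum_x\bar\psi(\operatorname{tr}x)R_\theta(x)=\sum_{[s]}\frac{|G_1|}{|C(s)|}\sum_\tau\bar\psi(\operatorname{Tr}\tau(s))\theta(\tau(s))\frac{|C(s)|}{|T_1|}=\frac{|G_1|}{|T_1|}g(\theta).
\]
Divide by $R_\theta(1)$ and use $|G_1|/|T_1|=q^{M(M-1)/2}\prod_{i<M}(q^i-1)$.

\emph{Parabolic induction.} Let $P$ have unipotent radical $U_P=1+\mathfrak{n}_P$, let $\mathfrak{p}$ be the algebra of matrices preserving the flag of $P$, and let $\sigma=\otimes\sigma_i$ be irreducible. The orthogonal of $\mathfrak{n}_P$ under the trace form is $\mathfrak{p}$. For $f$ with $f(p_0g)=\sigma(p_0)f(g)$, $p_0\in P$, the substitution $y=gxg^{-1}$ gives $\sum_x\bar\psi(\operatorname{tr}x)f(gx)=\sum_y\bar\psi(\operatorname{tr}y)f(yg)$. Replace $y$ by $(1+v)y$ and average over $v\in\mathfrak{n}_P$: the factor $f(yg)$ is unchanged, and the average of $\bar\psi(\operatorname{tr}vy)$ is $1$ for $y\in\mathfrak{p}$ and $0$ otherwise. The sum over $y\in P$ equals $|U_P|\prod_i\lambda(\sigma_i)\,f(g)$. So $\lambda(\rho)=|U_P|\prod_i\lambda(\sigma_i)$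 for every constituent $\rho$ of $\mathrm{Ind}_P^{G_1}\sigma$.

\emph{General $\theta$.} Let $a\mid M$ be the length of the orbit of $\theta$ under $\theta\mapsto\theta^q$, and $v=M/a$. Then $\theta$ is trivial on the elements $y^{q^a-1}$, which form the kernel of the norm to $\mathbb{F}_{q^a}$ by Hilbert's Theorem 90. So $\theta=\theta_0\circ N_{\mathbb{F}_{q^M}/\mathbb{F}_{q^a}}$ with $\theta_0$ primitive. By (D2) and (D3), $\rho$ is a constituent of $\mathrm{Ind}_P^{G_1}(\otimes\sigma_i)=\pm R_{T'}(\otimes\theta_i)$ with $\sigma_i=(-1)^{a_i-1}R_{\theta_i}$ and $\theta_i$ primitive. By (D4), $\theta_i\circ N_{\mathbb{F}_{q^k}/\mathbb{F}_{q^{a_i}}}=\theta_0^{q^j}\circ N_{\mathbb{F}_{q^k}/\mathbb{F}_{q^a}}$ for some $j$. Norms are surjective, so the two sides have orbits of lengths $a_i$ and $a$ under the $q$-th power map. Hence $a_i=a$, $\theta_i=\theta_0^{q^j}$ and $g(\theta_i)=g(\theta_0)$. With $|U_P|=q^{(M^2-Ma)/2}$,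
\[
\lambda(\rho)=q^{(M^2-Ma)/2}\big((-1)^{a-1}q^{a(a-1)/2}g(\theta_0)\big)^v=(-1)^{M-v}q^{M(M-1)/2}g(\theta_0)^v,
\]
and $g(\theta_0)^v=(-1)^{v-1}g(\theta)$ by (HD).
\end{proof}

\begin{lemma}\label{lem:Finv}
Let $M\geq1$ and $x=su\in G_1$ with $\mathbb{F}_q[s]\cong\mathbb{F}_{q^d}$, $e=M/d$. Then
\[
\mathcal{F}_\beta(su)=(-1)^{M-1}q^{M(M-1)/2}\sum_\tau\bar\psi\big(\operatorname{Tr}(\beta\,\tau(s))\big)\,Q_{e,q^d}(u),
\]
with $\tau$ as in \emph{(D1)}.
\end{lemma}

\begin{proof}
By (D1) and orthogonality, $|T_1|^{-1}\sum_\theta\theta(\beta)^{-1}R_\theta$ vanishes at $s'u'$ unless $\tau(s')=\beta$ for some $\tau$; in that case $s'$ is conjugate to $\beta$, $u'=1$, $\tau$ is unique and the value is $1$. So this function is the indicator function of $\Omega_\beta$. For irreducible $\rho$ with character $\chi_\rho$, the substitution $y\mapsto yx^{-1}$ gives $\sum_y\chi_\rho(y)\bar\psi(\operatorname{tr}yx)=\lambda(\rho)\chi_\rho(x^{-1})$. By Lemma~\ref{lem:kondo},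
\[
\mathcal{F}_\beta(x)=\frac{(-1)^{M-1}q^{M(M-1)/2}}{|T_1|}\sum_\theta\theta(\beta)^{-1}g(\theta)R_\theta(x^{-1}).
\]
Now $R_\theta(x^{-1})=\sum_\tau\theta(\tau(s))^{-1}Q_{e,q^d}(u)$, because $u^{-1}$ and $u$ have the same Jordan type in $C(s)$, and $\sum_\theta\theta(\beta\tau(s))^{-1}g(\theta)=|T_1|\,\bar\psi(\operatorname{Tr}(\beta\tau(s)))$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:fourier}]
(i) Choose an $x$-stable decomposition $\mathbb{F}_q^M=W_1\oplus W_2$ with $W_1,W_2\neq0$ and coprime characteristic polynomials. Let $\mathfrak{p}$ be the algebra of matrices preserving $W_1$ and let $\mathfrak{n}=\mathrm{Hom}(W_2,W_1)$, whose orthogonal under the trace form is $\mathfrak{p}$. For $v\in\mathfrak{n}$ we have $(1+v)x(1+v)^{-1}=x+vx-xv$, and $v\mapsto vx-xv$ is bijective on $\mathfrak{n}$ by coprimality. So all $x+y$, $y\in\mathfrak{n}$, are conjugate to $x$, and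
\[
|\mathfrak{n}|\,\mathcal{F}_\beta(x)=\sum_{y\in\mathfrak{n}}\mathcal{F}_\beta(x+y)=|\mathfrak{n}|\sum_{\beta'\in\Omega_\beta\cap\mathfrak{p}}\bar\psi(\operatorname{tr}\beta'x)=0,
\]
since no conjugate of $\beta$ preserves a proper nonzero subspace.

(ii) As $d\geq2$, $s=\bar s$ is invertible and $x=su$ with $u=1+s^{-1}\bar\nu$. In $\mathrm{GL}_e(\mathbb{F}_{q^d})$ the element $s$ is scalar, and Lemma~\ref{lem:Finv} for this group gives
\[
\mathcal{F}'_{\sigma^{-1}(\beta)}(su)=(-1)^{e-1}q^{de(e-1)/2}\,\bar\psi\big(\operatorname{Tr}(\beta\,\sigma(s))\big)\,Q_{e,q^d}(u).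
\]
The embeddings $\tau$ are the restrictions of the $\sigma$, one for each coset, and $M(M-1)/2-M(e-1)/2=M(M-e)/2$.

(iii) All $\beta'\in\Omega_\beta$ have the trace of $\beta$, so $\mathcal{F}_\beta(\bar\nu)=\bar\psi(-\operatorname{Tr}\beta)\mathcal{F}_\beta(1+\bar\nu)$. By Lemma~\ref{lem:Finv} with $s=1$ this is $(-1)^{M-1}q^{M(M-1)/2}Q_{M,q}(1+\bar\nu)$, and $\xi=(-1)^{M-1}Q_{M,q}$ on unipotent elements by (D2).
\end{proof}

\section{The descent formula}\label{sec:descent}

We return to $M=2n$, $l\geq2$. The following formula generalizes the identity $\Theta_\theta=\Theta'_\theta+\Theta'_{\theta\circ\sigma}$ of Example~\ref{ex:n2}.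

\begin{proposition}\label{prop:descent}
Let $d\mid n$, $d\geq2$, $e=M/d$, and let $\mathfrak{o}'\subset A$ be the unramified extension of $\mathfrak{o}$ of degree $d$, with fraction field $F'$. Let $\mathfrak{o}_l^M$ be given the structure of a free $\mathfrak{o}'_l$-module, with $\mathfrak{c}\cong\mathrm{Mat}_e(\mathfrak{o}'_l)$ and $\mathfrak{P}$ as in Lemma~\ref{lem:cP}, $C=\mathfrak{c}^\times$ and $D=M^2-M^2/d$. Let $x=z(1+\varpi^ix')\in C$ with $z\in\mathfrak{o}_l^\times$, $0\leq i\leq l-1$, $x'\in\mathfrak{c}$, and suppose that $\bar x'=\bar s+\bar\nu$, where $\bar s$ generates the center $\mathbb{F}_{q^d}$ of $\bar{\mathfrak{c}}$ over $\mathbb{F}_q$ and $\bar\nu$ is nilpotent. Then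
\[
\Theta_\theta(x)=q^{iD/2}\sum_{\sigma\in\mathrm{Gal}(E/F)/\mathrm{Gal}(E/F')}\Theta'_{\theta\circ\sigma}(x),
\]
where $\Theta'$ denotes the characters $\Theta$ for $C=\mathrm{GL}_e(\mathfrak{o}'_l)$ and $\psi'_0$.
\end{proposition}

The constant has a simple meaning: since $[x,Z]=z\varpi^i[x',Z]$ and $\operatorname{ad}x'$ is bijective on $\mathfrak{P}$, the elements of $\mathfrak{P}$ commuting with $x$ form $\varpi^{l-i}\mathfrak{P}$, of order $q^{iD}$.

\begin{proof}
Both $\mathfrak{o}_l^M$ and $A_l$ are free of rank $e$ over $\mathfrak{o}'_l$. Identify them, so that $A_l\subset\mathfrak{c}$ as $\mathfrak{o}'_l$-algebras. Let $\Omega'_\sigma\subset\mathfrak{c}_m$ be the $C$-conjugacy class of $\sigma^{-1}(b)$, the parameter of $\theta\circ\sigma$. Put $r=l-i$.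

Suppose first that $r=1$. Lemma~\ref{lem:last} for $G$ and for $C$ has the constants $q^{(l-2)(M^2-M)/2}$ and $q^{(l-2)(M^2/d-M)/2}$, and $\theta(\sigma(z))=\theta(z)$. With Proposition~\ref{prop:fourier}(ii), the formula holds with the factor $(-1)^{M-e}q^{(l-2)D/2}q^{M(M-e)/2}$. Here $M(M-e)=D$, and $M$ and $e$ are even, so the factor is $q^{(l-1)D/2}=q^{iD/2}$.

Now let $r\geq2$ and $k=\lfloor r/2\rfloor\geq1$. By Lemma~\ref{lem:local} we must sum over $\Omega(x)$. Its elements need not lie in $\mathfrak{c}_m$, only modulo $\varpi^k$. Steps 1 and 2 parametrize $\Omega(x)$ by its elements in $\mathfrak{c}_m$ and a transversal variable $Z$; Step 3 sums over $Z$; Step 4 compares the remaining traces with those for $C$.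

\medskip\noindent\emph{Step 1: $\Omega\cap\mathfrak{c}_m$ is the disjoint union of the $\Omega'_\sigma$, $\sigma\in\mathrm{Gal}(E/F)/\mathrm{Gal}(E/F')$.} Let $\gamma=hbh^{-1}\in\mathfrak{c}_m$. The center $\mathfrak{o}'_m$ of $\mathfrak{c}_m$ commutes with $\gamma$, so it lies in the centralizer $hA_mh^{-1}$ of $\gamma$. By Lemma~\ref{lem:unram}(c) there is $\sigma$ with $h^{-1}ah=\sigma(a)$ for $a\in\mathfrak{o}'_m$. Then $c=hw_\sigma^{-1}$ centralizes $\mathfrak{o}'_m$, and $\gamma=c\,\sigma^{-1}(b)\,c^{-1}\in\Omega'_\sigma$. Conversely $\Omega'_\sigma\subset\Omega$ because $\sigma^{-1}(b)=w_\sigma bw_\sigma^{-1}$. For $\rho\in\mathrm{Gal}(E/F')$ we have $w_\rho\in C$, so $\Omega'_{\sigma\rho}=\Omega'_\sigma$. The characteristic polynomial over $\mathbb{F}_{q^d}$ of the reduction of an element of $\Omega'_\sigma$ has as its roots the $\mathrm{Gal}(E/F')$-orbit of $\sigma^{-1}(\bar b)$. Since $\mathrm{Gal}(E/F)$ acts freely on the conjugates of $\bar b$, different cosets give different polynomials.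

\medskip\noindent\emph{Step 2: the map $(\gamma,Z)\mapsto h^{-1}\gamma h$, $h=1+\varpi^kZ$, is a bijection from $(\Omega(x)\cap\mathfrak{c}_m)\times\mathfrak{P}_{m-k}$ onto $\Omega(x)$; and if $\Omega(x)\neq\emptyset$, then $\bar x'=\bar s$ and $\bar s\in\mathbb{F}_q[\bar\beta]$ for all $\beta\in\Omega(x)$.} Let $\beta=\beta_c+\beta_p\in\Omega(x)$ with $\beta_c\in\mathfrak{c}_m$, $\beta_p\in\mathfrak{P}_m$. The $\mathfrak{P}$-component of $[\beta,x']$ is $[\beta_p,x']$, so $\beta_p\equiv0$ modulo $\varpi^k$ by Lemma~\ref{lem:cP}(c), and $\bar\beta=\bar\beta_c$. Since $k\geq1$, $\bar x'$ lies in the field $\mathbb{F}_q[\bar\beta]$, so it is semisimple and $\bar x'=\bar s$. The centralizer of $\bar\beta$ is this field, which commutes with $\bar s$ and so lies in $\bar{\mathfrak{c}}$. Hence $\operatorname{ad}\bar\beta_c$, which preserves $\bar{\mathfrak{P}}$, is injective on it. Let $\mathfrak{c}_m^\dagger$ be the set of $\gamma\in\mathfrak{c}_m$ with $\operatorname{ad}\bar\gamma$ bijective on $\bar{\mathfrak{P}}$.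 We have shown $\Omega(x)\subset\mathfrak{c}_m^\dagger+\varpi^k\mathfrak{P}_m$, and in particular $\Omega(x)\cap\mathfrak{c}_m\subset\mathfrak{c}_m^\dagger$.

Consider the map $\mathfrak{c}_m^\dagger\times\mathfrak{P}_{m-k}\to\mathfrak{c}_m^\dagger+\varpi^k\mathfrak{P}_m$, $(\gamma,Z)\mapsto h^{-1}\gamma h$. It takes values in the target because $h^{-1}\gamma h\equiv\gamma$ modulo $\varpi^k$, and the two sets have the same cardinality. It is injective. Indeed, if $h^{-1}\gamma h=h_1^{-1}\gamma_1h_1$, put $g=hh_1^{-1}=g_c+g_p$. Then $\gamma g=g\gamma_1$, so $\gamma g_p=g_p\gamma_1$. The map $v\mapsto\gamma v-v\gamma_1$ on $\mathfrak{P}_m$ reduces to $\operatorname{ad}\bar\gamma$, since $\bar\gamma=\bar\gamma_1$, so it is bijective and $g_p=0$. Comparing $\mathfrak{c}$-components in $1+\varpi^kZ=g(1+\varpi^kZ_1)$ gives $g=1$. So the map is bijective. Finally $\beta=h^{-1}\gamma h$ lies in $\Omega(x)$ if and only if $\gamma$ does, because $\beta$ is conjugate to $\gamma$ and congruent to it modulo $\varpi^k$.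

\medskip\noindent\emph{Step 3: summation over $Z$.} Fix $\gamma\in\Omega(x)\cap\mathfrak{c}_m$. For any lift of $Z$ to $\mathfrak{P}$, $\operatorname{tr}(x|V_{h^{-1}\gamma h})=\operatorname{tr}(hxh^{-1}|V_\gamma)$. If $k=m$, then $Z=0$ is the only value. Suppose $k<m$. Then $i\geq1$, since $i=0$ gives $k=m$, and $i+k=\lfloor(l+i)/2\rfloor\geq m'$. With $y=zx^{-1}\in\mathfrak{c}$,
\[
hxh^{-1}=x\big(1+\varpi^{i+k}y[Z,x']h^{-1}\big),
\]
and the second factor lies in $K^{m'}$. As $i+2k\geq l-1$ and $k\geq1$, we have $i+3k\geq l$ and may replace $h^{-1}$ by $1-\varpi^kZ$. So the second factor acts on $V_\gamma$ by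
\[
\psi_0\big(\varpi^{i+k}\operatorname{tr}(\gamma y[Z,x'])\big)\cdot\psi_0\big(-\varpi^{i+2k}\operatorname{tr}(\gamma y[Z,x']Z)\big).
\]
The linear term is $1$, because $\gamma y\in\mathfrak{c}_m$ and $[Z,x']\in\mathfrak{P}$. If $r$ is even, then $i+2k=l$ and the quadratic term is $1$ as well; the sum over $Z$ contributes $q^{(m-k)D}$.

If $r$ is odd, then $i+2k=l-1$ and $\bar y=1$, so the quadratic term is $\bar\psi(q_0(\bar Z))$ with $q_0(Z)=\operatorname{tr}(\bar\gamma[\bar s,Z]Z)$ for $Z\in\bar{\mathfrak{P}}$. We evaluate this Gauss sum by polarizing. Apply Lemma~\ref{lem:grading} to the field $\mathbb{F}_q[\bar\gamma]\cong\mathbb{F}_{q^M}$, which contains $\bar s$ and hence $\mathbb{F}_{q^d}$. The operator $\operatorname{ad}\bar s$ preserves $\mathfrak{L}_\pm$, so $q_0$ vanishes on $\mathfrak{L}_+$ and on $\mathfrak{L}_-$. For the cross terms, $\bar\gamma\bar s=\bar s\bar\gamma$ gives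
\[
\operatorname{tr}(\bar\gamma[\bar s,Z_-]Z_+)=\operatorname{tr}(Z_-Z_+\bar s\bar\gamma)-\operatorname{tr}(Z_-\bar sZ_+\bar\gamma)=-\operatorname{tr}(Z_-[\bar s,Z_+]\bar\gamma),
\]
so that
\[
q_0(Z_++Z_-)=\operatorname{tr}(Z_-\bar\gamma[\bar s,Z_+])-\operatorname{tr}(Z_-[\bar s,Z_+]\bar\gamma)=\operatorname{tr}\big(Z_-[\bar\gamma,[\bar s,Z_+]]\big).
\]
On $\Lambda_j$ with $d\nmid j$, the operator $\operatorname{ad}\bar\gamma\operatorname{ad}\bar s$ is multiplication by $(\bar\gamma-\bar\gamma^{q^j})(\bar s-\bar s^{q^j})\neq0$. So $q_0$ is a perfect pairing of $\mathfrak{L}_+$ and $\mathfrak{L}_-$. Summing first over $Z_-$ leaves only $Z_+=0$, and $\sum_{Z\in\bar{\mathfrak{P}}}\bar\psi(q_0(Z))=|\mathfrak{L}_-|=q^{D/2}$. The sum over $\mathfrak{P}_{m-k}$ contributes $q^{(m-k-1)D}q^{D/2}$. Altogether,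
\[
\Theta_\theta(x)=q^{a_1D}\sum_{\gamma\in\Omega(x)\cap\mathfrak{c}_m}\operatorname{tr}(x|V_\gamma),\qquad a_1=\begin{cases}m-k&\text{if $r$ is even or $k=m$},\\ m-k-\frac12&\text{if $r$ is odd and $k<m$}.\end{cases}
\]

\medskip\noindent\emph{Step 4: comparison with $C$.} Let $\gamma\in\Omega(x)\cap\Omega'_\sigma$, and let $V'_\gamma$ be the corresponding eigenspace in $\Pi'_{\theta\circ\sigma}$. Conjugating $\gamma$ and $x$ by an element of $C$ preserves the hypotheses on $x$ and both traces, so we may assume $\gamma=\sigma^{-1}(b)$. Then $V_\gamma=\kappa_{\theta\circ\sigma}$ by Lemma~\ref{lem:Pi}(a), $V'_\gamma=\kappa'_{\theta\circ\sigma}$, and $x\in TK^m\cap C=TK_C^m$. We claim that $\operatorname{tr}(x|V_\gamma)=q^{a_2D}\operatorname{tr}(x|V'_\gamma)$ with $a_2=\frac12$ if $l$ is odd and $i\geq1$, and $a_2=0$ otherwise. If $l$ is even, the two characters agree on $TK_C^m$. If $l$ is odd and $i\geq1$, this is Lemma~\ref{lem:kappa}(b)(1). If $l$ is odd and $i=0$, then $\bar x=\bar z(1+\bar s)$ generates $\mathbb{F}_{q^d}$,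 its centralizer is $\bar{\mathfrak{c}}$, and Lemma~\ref{lem:kappa}(b)(2) applies. In all cases $a_1+a_2=i/2$:
\[
\begin{array}{c|c|c|c|c}
l&r&i&a_1&a_2\\\hline
2m&2k&2(m-k)&m-k&0\\
2m&2k+1&2(m-k)-1&m-k-\frac12&0\\
2m+1&2k&2(m-k)+1&m-k&\frac12\\
2m+1&2k+1,\ k<m&2(m-k)&m-k-\frac12&\frac12\\
2m+1&2m+1&0&0&0
\end{array}
\]
(In the second row $k<m$, since $i\geq0$.) Lemma~\ref{lem:local} for $C$, with the same $z,i,x'$, gives $\Theta'_{\theta\circ\sigma}(x)=\sum_{\gamma\in\Omega(x)\cap\Omega'_\sigma}\operatorname{tr}(x|V'_\gamma)$. Summing over $\sigma$ and using Step 1 completes the proof.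
\end{proof}

\begin{remark}\label{rem:sign}
The hypothesis $d\mid n$ was used three times: for the parity of $e$ when $r=1$, for the Gauss sum in Step 3, and in Lemma~\ref{lem:kappa}(b). For divisors of $2n$ that do not divide $n$, signs appear. For $d=M$ and $x\in T$ regular, the group $C$ is $T$, the natural analog of $\Theta'_{\theta\circ\sigma}$ is $\theta\circ\sigma$, and \eqref{eq:regular} carries the sign $(-1)^l$. Such $d$ do not occur in \eqref{eq:Phi}, because the fields in question act on $\mathbb{F}_q^n$.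
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Fix $l\geq2$. We prove $\Phi_\theta=I_\theta$ by induction on $n$, simultaneously for all base rings $\mathfrak{o}$ as in the introduction (a class closed under unramified extensions), all $\psi_0$ and all strongly primitive $\theta$.

Let $g\in H$. If $g$ is not scalar, let $i\in\{0,\dots,l-1\}$ be maximal such that $g$ is congruent to a scalar modulo $\varpi^i$, and write $g=z(1+\varpi^iY)$ with $z\in\mathfrak{o}_l^\times$, taking $z=1$ if $i=0$; by maximality $\bar Y$ is not scalar. If $g=z$ is scalar, put $i=l-1$ and $Y=0$. Let $r=l-i$, and let $\bar Y=\bar s+\bar\nu$ be the Jordan decomposition, so that $\bar s,\bar\nu\in\mathbb{F}_q[\bar Y]$.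

\begin{lemma}\label{lem:prelim}
\begin{enumerate}
\item[(a)] $\Theta_\theta(\Delta(g)u(X))=0$ unless $X\in\varpi^i\mathrm{Mat}_n(\mathfrak{o}_l)$. For $X=\varpi^iX'$,
\begin{equation}\label{eq:shape}
\Delta(g)u(X)=z(1+\varpi^ix'),\qquad x'=\begin{pmatrix}Y&(1+\varpi^iY)X'\\0&Y\end{pmatrix}.
\end{equation}
\item[(b)] If $h\in H$ and $h^{-1}gh\in B_l^\times$, then $h^{-1}Yh$ modulo $\varpi^r$ lies in $B_r$. In particular $I_\theta(g)=0$ unless $\mathbb{F}_q[\bar Y]$ is a field.
\end{enumerate}
\end{lemma}

\begin{proof}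
(a) Let $X=\varpi^jX'$ with $j<i$ and $\bar X'\neq0$. Then $\Delta(g)u(X)=z(1+\varpi^jx')$, where $x'$ has diagonal blocks $\varpi^{i-j}Y$ and upper right block $(1+\varpi^iY)X'$. So $\bar x'$ is nilpotent and nonzero, $j\leq l-2$, and Corollary~\ref{cor:vanish} applies. The argument does not use the maximality of $i$. Formula \eqref{eq:shape} is a matrix multiplication. (b) We have $\varpi^ih^{-1}Yh\in B_l\cap\varpi^i\mathrm{Mat}_n(\mathfrak{o}_l)=\varpi^iB_l$ by Lemma~\ref{lem:unram}(b).
\end{proof}

There are three cases, according to the ring $\mathbb{F}_q[\bar s]$.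

\subsection{$\mathbb{F}_q[\bar s]$ is not a field}\label{sub:A}

Then $\mathbb{F}_q[\bar Y]\supset\mathbb{F}_q[\bar s]$ is not a field, and $I_\theta(g)=0$. If $r\geq2$, the ring $\mathbb{F}_q[\bar x']$, for $x'$ as in \eqref{eq:shape}, surjects onto $\mathbb{F}_q[\bar Y]$; it is therefore not a field, and $\Phi_\theta(g)=0$ by Corollary~\ref{cor:vanish}. If $r=1$, the characteristic polynomial of $\bar x'$ is the square of that of $\bar Y$, which is not a power of an irreducible polynomial, and $\Phi_\theta(g)=0$ by Lemma~\ref{lem:last} and Proposition~\ref{prop:fourier}(i).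

\subsection{$\bar s$ is scalar}\label{sub:B}

If $r\geq2$, then $g$ is not scalar, so $\bar\nu\neq0$ and $\mathbb{F}_q[\bar Y]$ is not a field; both characters vanish as in Section~\ref{sub:A}. Let $i=l-1$. If $a\in\mathfrak{o}_l$ lifts $\bar s$, then $1+\varpi^{l-1}Y=(1+\varpi^{l-1}a)(1+\varpi^{l-1}(Y-a))$ because $2(l-1)\geq l$. Changing $z$, we may assume that $\bar Y=\bar\nu$ is nilpotent; then $g=z$ if and only if $\bar\nu=0$. Let $\theta_1$ be a primitive character of $\mathbb{F}_{q^{2n}}^\times$, let $\xi$ be the character of the cuspidal representation of $\mathrm{GL}_{2n}(\mathbb{F}_q)$ attached to it, and put $g_0=1+\bar\nu$. By Lemmas~\ref{lem:prelim}(a) and~\ref{lem:last} and Proposition~\ref{prop:fourier}(iii),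
\[
\Phi_\theta(g)=\theta(z)\,q^{-ln^2+(l-1)(2n^2-n)}\sum_{X'\in\mathrm{Mat}_n(\mathbb{F}_q)}\xi\left(\begin{pmatrix}g_0&X'\\0&g_0\end{pmatrix}\right)\bar\psi(-\operatorname{tr}X').
\]
Conjugation by $\mathrm{diag}(g_0,1)$ takes the argument of $\xi$ to $\left(\begin{smallmatrix}g_0&g_0X'\\0&g_0\end{smallmatrix}\right)=\Delta(g_0)u(X')$. So the sum is $q^{n^2}$ times the expression \eqref{eq:Phi} for $l=1$ and $\bar\psi$. By Theorem~\ref{thm:prasad} it equals $q^{n^2}$ times the character of $\mathrm{Ind}_{\mathbb{F}_{q^n}^\times}^{\mathrm{GL}_n(\mathbb{F}_q)}(\theta_1|_{\mathbb{F}_{q^n}^\times})$ at $g_0$. If $\bar\nu\neq0$, then $g_0$ is a nontrivial element of $p$-power order and is not conjugate into $\mathbb{F}_{q^n}^\times$; so $\Phi_\theta(g)=0$, and $I_\theta(g)=0$ by Lemma~\ref{lem:prelim}(b). If $\bar\nu=0$, then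
\[
\Phi_\theta(z)=\theta(z)\,q^{(l-1)(n^2-n)}\frac{|\mathrm{GL}_n(\mathbb{F}_q)|}{q^n-1}=\theta(z)\,[H:B_l^\times]=I_\theta(z).
\]
This is the only use of Theorem~\ref{thm:prasad}. For $n=1$ every $g$ is scalar, so the base of the induction is complete.

\subsection{$\mathbb{F}_q[\bar s]\cong\mathbb{F}_{q^d}$ with $d\geq2$}\label{sub:C}

We first lift $\bar s$ to an unramified subring commuting with $g$. The finite commutative ring $\mathfrak{o}_l[Y]$ maps onto $\mathbb{F}_q[\bar Y]\ni\bar s$ with nilpotent kernel. Let $f$ be a monic lift of the minimal polynomial of $\bar s$. Since $\bar f$ is separable, $\bar f'(\bar s)$ is a unit, and Hensel's lemma gives a root $\omega\in\mathfrak{o}_l[Y]$ of $f$ lifting $\bar s$. It makes $\mathfrak{o}_l^n$ a module over $\mathfrak{o}_l[t]/(f)\cong\mathfrak{o}'_l$, with $\mathfrak{o}'/\mathfrak{o}$ unramified of degree $d$. The space $\mathbb{F}_q^n$ is a vector space over $\mathbb{F}_{q^d}$, so $d\mid n$; lifting a basis gives a surjection $(\mathfrak{o}'_l)^{n/d}\to\mathfrak{o}_l^n$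 (Nakayama) between sets of equal cardinality, so the module is free.

Fix an identification of $\mathfrak{o}'$ with the subring of degree $d$ of $B\subset A$, with fraction field $F'$. Let $\mathrm{Mat}_n(\mathfrak{o}_l)=\mathfrak{c}_0\oplus\mathfrak{p}$ be the decomposition of Lemma~\ref{lem:cP}, with $\mathfrak{c}_0\cong\mathrm{Mat}_{n/d}(\mathfrak{o}'_l)$ the centralizer of $\omega$. Then $Y\in\mathfrak{c}_0$, $g\in H'=\mathfrak{c}_0^\times$, and $\bar s=\bar\omega$ generates the center of $\bar{\mathfrak{c}}_0$. Let $\mathfrak{o}'_l$ act diagonally on $\mathfrak{o}_l^{2n}=\mathfrak{o}_l^n\oplus\mathfrak{o}_l^n$; its centralizer is $\mathfrak{c}=\mathrm{Mat}_2(\mathfrak{c}_0)\cong\mathrm{Mat}_{2n/d}(\mathfrak{o}'_l)$. Put $\delta=n^2-n^2/d$, the rank of $\mathfrak{p}$, so that $D=4\delta$. Let $\Phi'$ and $I'$ be the functions \eqref{eq:Phi} and \eqref{eq:I} on $H'$ for the data $(n/d,\mathfrak{o}',\psi'_0)$, with $B_l\subset\mathfrak{c}_0$ and $A_l\subset\mathfrak{c}$ embedded as $\mathfrak{o}'_l$-algebras.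 Sums over $\sigma$ run over $\mathrm{Gal}(E/F)/\mathrm{Gal}(E/F')=\mathrm{Gal}(F'/F)$. We show that
\begin{equation}\label{eq:rec}
\Phi_\theta(g)=q^{i\delta}\sum_\sigma\Phi'_{\theta\circ\sigma}(g),\qquad I_\theta(g)=q^{i\delta}\sum_\sigma I'_{\theta\circ\sigma}(g).
\end{equation}
Since $n/d<n$ and each $\theta\circ\sigma$ is strongly primitive over $\mathfrak{o}'$, the induction hypothesis then gives $\Phi_\theta(g)=I_\theta(g)$.

\medskip\noindent\emph{The recursion for $\Phi$.} By Lemma~\ref{lem:prelim}(a) only $X=\varpi^i(X_0+X_1)$ contribute, with $X_0\in\mathrm{Mat}_{n/d}(\mathfrak{o}'_r)$ and $X_1\in\mathfrak{p}_r$. To apply the descent formula we must remove $X_1$. For $W\in\mathfrak{p}$,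
\[
u(W)\,\Delta(g)u(X)\,u(W)^{-1}=\Delta(g)\,u\big(X+\varpi^izg^{-1}[W,Y]\big),
\]
and $W\mapsto zg^{-1}[W,Y]$ is bijective on $\mathfrak{p}_r$ by Lemma~\ref{lem:cP}(b),(c). So $\Theta_\theta(\Delta(g)u(X))$ does not depend on $X_1$; neither does $\psi(X)$, since $\operatorname{tr}\mathfrak{p}=0$. As $|\mathfrak{p}_r|=q^{r\delta}$,
\[
\Phi_\theta(g)=q^{-ln^2+r\delta}\sum_{X_0}\Theta_\theta\big(\Delta(g)u(\varpi^iX_0)\big)\,\psi(\varpi^iX_0)^{-1}.
\]
By \eqref{eq:shape} the arguments are $z(1+\varpi^ix')$ with $x'\in\mathfrak{c}$, and $\bar x'-\bar s$ is block triangular with diagonal blocks $\bar\nu$, hence nilpotent. Proposition~\ref{prop:descent} gives $\Theta_\theta=q^{2i\delta}\sum_\sigma\Theta'_{\theta\circ\sigma}$ at these arguments. On the other hand, the proof of Lemma~\ref{lem:prelim}(a) applies over $\mathfrak{o}'$ with the same $z,i,Y$, and $\psi$ restricts on $\mathfrak{c}_0$ to the character defined by $\psi'_0$. As $|\mathfrak{c}_0|=q^{ln^2/d}$,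
\[
\Phi'_{\theta\circ\sigma}(g)=q^{-ln^2/d}\sum_{X_0}\Theta'_{\theta\circ\sigma}\big(\Delta(g)u(\varpi^iX_0)\big)\,\psi(\varpi^iX_0)^{-1}.
\]
The total exponent of $q$ is $-l\delta+r\delta+2i\delta=i\delta$.

\medskip\noindent\emph{The recursion for $I$.} Identify $\mathfrak{o}_l^n$ with $B_l$ as $\mathfrak{o}'_l$-modules, and use the resulting embedding $B_l\subset\mathfrak{c}_0\subset\mathrm{Mat}_n(\mathfrak{o}_l)$ for both $I$ and $I'$. For each $\sigma\in\mathrm{Gal}(F'/F)$ choose an extension $\tilde\sigma\in\mathrm{Gal}(E/F)$, and let $w_{\tilde\sigma}\in H$ be the element of Lemma~\ref{lem:unram}(d) for $\tilde\sigma|_L$. Let $K_H^r=1+\varpi^r\mathrm{Mat}_n(\mathfrak{o}_l)$.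

Suppose $h^{-1}gh\in B_l^\times$. By Lemma~\ref{lem:prelim}(b), $a\mapsto h^{-1}ah$ carries $\mathfrak{o}_r[Y]\supset\mathfrak{o}'_r$ into $B_r$, so by Lemma~\ref{lem:unram}(c) there is a unique $\sigma$ with $h^{-1}ah\equiv\sigma(a)$ modulo $\varpi^r$ for $a\in\mathfrak{o}'_l$. Then $hw_{\tilde\sigma}^{-1}$ commutes with $\mathfrak{o}'_l$ modulo $\varpi^r$, that is, $h\in K_H^rH'w_{\tilde\sigma}$. Conversely every $h$ in this set satisfies the congruence for $\sigma$, so the sets $K_H^rH'w_{\tilde\sigma}$ are disjoint. Since $i+r=l$, the group $K_H^r$ centralizes $g$. Hence for $h=kcw_{\tilde\sigma}$ with $k\in K_H^r$ and $c\in H'$, we have $h^{-1}gh\in B_l^\times$ if and only if $c^{-1}gc\in B_l^\times$, and then $h^{-1}gh=\tilde\sigma(c^{-1}gc)$. Each element of $K_H^rH'$ is $kc$ for exactly $|K_H^r\cap H'|$ pairs $(k,c)$, and $|K_H^r|/|K_H^r\cap H'|=q^{(l-r)\delta}=q^{i\delta}$. Therefore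
\[
I_\theta(g)=\frac{q^{i\delta}}{|B_l^\times|}\sum_\sigma\ \sum_{c\in H',\ c^{-1}gc\in B_l^\times}\theta\big(\tilde\sigma(c^{-1}gc)\big)=q^{i\delta}\sum_\sigma I'_{\theta\circ\tilde\sigma}(g).
\]
The function $I'_{\theta\circ\tilde\sigma}$ depends only on $\sigma$, because for $\rho\in\mathrm{Gal}(E/F')$ the automorphism $\rho|_{B_l}$ is conjugation by $w_\rho\in H'$. This proves \eqref{eq:rec}.

\medskip
The cases treated in Sections~\ref{sub:A}--\ref{sub:C} exhaust $H$. Hence $\Phi_\theta=I_\theta$, and since a representation of a finite group is determined by its character, Theorem~\ref{thm:main} follows. \qed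

\begin{thebibliography}{9}

\bibitem{DL} Deligne and Lusztig, Ann. of Math. \textbf{103} (1976).

\bibitem{PP} Ankita Parashar and Shiv Prakash Patel, \emph{On degenerate Whittaker space for $GL_4(\mathfrak{o}_2)$}, arXiv:2407.21165 (2024).

\end{thebibliography}
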